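# The $q$-tetrahedron algebra on the standard module of a $Q$-polynomial distance-regular graph

## 1. Guessing the coefficients from the eigenvalues

A $Q$-polynomial distance-regular graph carries two matrices, the adjacency matrix $A$ and, once a base vertex is chosen, a diagonal matrix $A^*$. We ask whether both can be written through the generators $x_{ij}$ of one algebra $\boxtimes_q$, $A$ using only $x_{01},x_{12}$ and $A^*$ using only $x_{23},x_{30}$. The answer one would first guess is yes, for a blunt reason: in the case considered here the eigenvalues of $A$ are a constant plus a geometric progression with ratio $q^2$ plus one with ratio $q^{-2}$, so $A$ ought to be a constant plus a multiple of an operator with spectrum $q^{2i-d}$ plus a multiple of an operator with spectrum $q^{d-2i}$. We make this precise and test it on the two smallest cases.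

**The graph.** $\Gamma=(X,R)$ is a distance-regular graph with diameter $D\ge3$, path-length distance $\partial$, distance matrices $A_i$, $A=A_1$, and standard module $V=\mathbb C^X$. The algebra generated by $A$ (the Bose–Mesner algebra) has basis $A_0,\dots,A_D$ and primitive idempotents $E_0,\dots,E_D$; $\theta_i$ is the eigenvalue of $A$ on $E_iV$. We assume that $\Gamma$ is $Q$-polynomial for this ordering: each $E_j$ is a polynomial of degree exactly $j$ in $E_1$ with respect to entrywise multiplication. The dual eigenvalues $\theta_i^*$ are given by $E_1=|X|^{-1}\sum_i\theta_i^*A_i$. Fix $x\in X$. Then $A^*$ is the diagonal matrix with $(y,y)$-entry $|X|(E_1)_{xy}$, and $E_i^*$ is the diagonal matrix with $(y,y)$-entry $1$ if $\partial(x,y)=i$ and $0$ otherwise. The Terwilliger algebra $T$ is generated by $A,E_0^*,\dots,E_D^*$, and $Z(T)$ is its center.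

From Terwilliger, *The subconstituent algebra of an association scheme I*, J. Algebraic Combin. 1 (1992), we use: the $\theta_i$ are distinct, the $\theta_i^*$ are distinct, $A^*=\sum_i\theta_i^*E_i^*$, and $E_iA^*E_j=0$, $E_i^*AE_j^*=0$ for $|i-j|>1$. So each $E_i^*$ is a polynomial in $A^*$, and $A,A^*$ generate $T$.

By Bannai–Ito, p. 263, the expressions $\frac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\frac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le D-1$. Write the common value as $b+b^{-1}+1$ and assume that $b$ is not a root of unity. The structure is of **type I** if there are scalars $h,h^*,s,s^*$, $h,h^*\ne0$, with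
$$\theta_i=\theta_0+h(1-b^i)(1-sb^{i+1})b^{-i},\qquad \theta_i^*=\theta_0^*+h^*(1-b^i)(1-s^*b^{i+1})b^{-i}\qquad(0\le i\le D).$$

**The algebra.** Let $q\in\mathbb C^*$ not be a root of unity; put $\sigma=q-q^{-1}$, $[n]=(q^n-q^{-n})/\sigma$, $[3]_q=q^2+1+q^{-2}$. The $q$-tetrahedron algebra $\boxtimes_q$ is the unital associative $\mathbb C$-algebra with generators $x_{ij}$ ($i,j\in\mathbb Z_4$, $j-i\in\{1,2\}$) and relations

1. (i) $x_{ij}x_{ji}=1$ if $j-i=2$;
2. (ii) $q\,x_{hi}x_{ij}-q^{-1}x_{ij}x_{hi}=\sigma$ if $(i-h,j-i)\in\{(1,1),(1,2),(2,1)\}$;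
3. (iii) $x_{hi}^3x_{jk}-[3]_qx_{hi}^2x_{jk}x_{hi}+[3]_qx_{hi}x_{jk}x_{hi}^2-x_{jk}x_{hi}^3=0$ if $i-h=j-i=k-j=1$.

**Conjecture.** *Assume $\Gamma$ is $Q$-polynomial as above, $b$ is not a root of unity, and the given structure is type I with $s\ne0$ and $s^*\ne0$. Then for $b=q^2$ there is a $\boxtimes_q$-action on the standard module for which $A$ acts as a $Z(T)$-linear combination of $1,x_{01},x_{12}$ and $A^*$ acts as a $Z(T)$-linear combination of $1,x_{23},x_{30}$.*

The source of the problem is Tatsuro Ito and Paul Terwilliger, "Distance-regular graphs and the $q$-tetrahedron algebra", arXiv:math/0608694 (2006). We shall prove the conjecture in a stronger form.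

**One module at a time.** $T$ is generated by real symmetric matrices, so it is closed under conjugate transpose and hence semisimple. If $W_\psi$ runs over the isomorphism classes of irreducible $T$-modules in $V$, then
$$V\cong\bigoplus_\psi W_\psi\otimes\mathbb C^{n_\psi},\qquad T=\bigoplus_\psi\operatorname{End}(W_\psi)\otimes1,\tag{1.1}$$
and $Z(T)$ consists of the operators that are a scalar on each $W_\psi\otimes\mathbb C^{n_\psi}$. Since $T$ acts faithfully on $V$, every irreducible $T$-module occurs.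

Let $W$ be an irreducible $T$-module. The set $\{i:E_iW\ne0\}$ is an interval: if an index $j$ were missing between two present ones, then $\sum_{i<j}E_iW$ would be invariant under $A$, and under $A^*$ because $A^*$ moves the index by at most one; it would be nonzero and proper. Write the interval as $\{t,\dots,t+d\}$; likewise $\{i:E_i^*W\ne0\}=\{r,\dots,r+\delta\}$. We shall recall that $\delta=d$. The numbers $r,t,d$ are the endpoint, dual endpoint and diameter of $W$, and depend only on the isomorphism class.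

*Example.* $W=\operatorname{span}\{A_i\hat x:0\le i\le D\}$, with $\hat x$ the unit vector at $x$, is invariant under $A$ and under each $E_i^*$ (note $E_j^*A_i\hat x=\delta_{ij}A_i\hat x$). It is irreducible: if $W'\subseteq W$ is a submodule, then $W=W'\oplus(W\cap W'^\perp)$, both summands are $E_0^*$-stable, and $E_0^*W=\mathbb C\hat x$ lies in one of them, which then is $W$. Here $r=t=0$ and $d=D$, as $E_j\hat x\ne0$ because $(E_j)_{xx}=|X|^{-1}\operatorname{rank}E_j\neq0$.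

Now let $b=q^2$. Since $(1-b^n)(1-sb^{n+1})b^{-n}=b^{-n}-1-sb+sb^{n+1}$,
$$\theta_n=\theta_0-h(1+sb)+hq^{-2n}+hsq^2q^{2n}.$$
Fix a square root $s^{1/2}$, and put $y=hqs^{1/2}$ and $a=s^{1/2}q^{1+2t+d}$, both nonzero. Then $yaq^{2i-d}=hsq^2q^{2(t+i)}$ and $ya^{-1}q^{d-2i}=hq^{-2(t+i)}$, so
$$\theta_{t+i}=\theta_0-h(1+sb)+y\big(aq^{2i-d}+a^{-1}q^{d-2i}\big),\qquad ya=hsb\,q^{2t+d},\quad ya^{-1}=hq^{-(2t+d)}.\tag{1.2}$$
Likewise for $\theta^*_{r+i}$ with $y^*=h^*qs^{*1/2}$, $a^*=s^{*1/2}q^{1+2r+d}$. So after an affine change $A$ has the eigenvalues $aq^{2i-d}+a^{-1}q^{d-2i}$, and the guess reads $A=ax_{01}+a^{-1}x_{12}$, $A^*=a^*x_{23}+a^{*-1}x_{30}$ on $W$. The coefficients depend on $W$ through $q^{2t+d}$ and $q^{2r+d}$; this is why coefficients in $Z(T)$ are allowed.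

**Definition (tridiagonal pair).** A tridiagonal (TD) pair on $W\ne0$ is a pair $A,A^*\in\operatorname{End}(W)$, $\dim W<\infty$, both diagonalizable, with orderings $E_0,\dots,E_d$ and $E^*_0,\dots,E^*_\delta$ of their primitive idempotents such that $E_iA^*E_j=0$ and $E^*_iAE^*_j=0$ for $|i-j|>1$, and such that only $0$ and $W$ are invariant under both. Such orderings are called standard; with them fixed we speak of a TD system, with eigenvalues $\theta_i,\theta^*_i$. The reverse of a standard ordering is standard.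

So an irreducible $T$-module is a TD pair, and the guess is a statement about TD pairs with the above eigenvalues. Throughout, $\xi(z)=z+z^{-1}$, and all spaces are finite-dimensional over $\mathbb C$. Note that $\xi(u)=\xi(v)$ iff $u=v$ or $uv=1$.

**Test: $d=0$.** On a line the generators are numbers, and (ii) says $x_{hi}x_{ij}=1$. With $x_{01}=u$ we get $x_{12}=u^{-1}$, $x_{23}=u$, $x_{30}=u^{-1}$, $x_{13}=u^{-1}$, hence $x_{31}=u$ by (i), and $x_{23}x_{31}=1$ gives $u^2=1$. So all $x_{ij}$ equal the same sign. With the sign $+$, $A=a+a^{-1}$ is exactly the required eigenvalue. With module-independent complex coefficients, $A$ could take only two values on all one-dimensional modules together, so the dependence of $a$ on $W$ does real work.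

**Test: $d=1$.** Let $A,A^*$ be a TD pair on $W$ with $d=\delta=1$, $\theta_0=aq^{-1}+a^{-1}q$, $\theta_1=aq+a^{-1}q^{-1}$, and the same for $\theta_i^*$ with $a^*$. Let $0\neq u\in E_0^*W$ be an eigenvector of $E_0^*E_0$ on $E_0^*W$: $E_0^*E_0u=m_0u$. Then $\operatorname{span}(u,E_0u)$ is invariant under $E_0$ and $E_0^*$, so it is $W$. Since $A$ has two eigenvalues, $u,E_0u$ is a basis, and the pair is determined up to isomorphism by the number $m_0$. Irreducibility forces $m_0\ne0$ (else $\mathbb CE_0u$ is invariant) and $m_0\neq1$ (else $\mathbb C(E_0u-u)$ is).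

Put $\theta=\xi(a)$, $\theta^*=\xi(a^*)$. For $c\in\mathbb C^*$ take on $\mathbb C^2$
$$x_{01}=\begin{pmatrix}q^{-1}&0\\-a^{-1}\sigma&q\end{pmatrix},\ x_{12}=\begin{pmatrix}q^{-1}&a\sigma\\0&q\end{pmatrix},\ x_{23}=\begin{pmatrix}q&a^{*-1}\sigma c\\0&q^{-1}\end{pmatrix},\ x_{30}=\begin{pmatrix}q&0\\-a^*\sigma c^{-1}&q^{-1}\end{pmatrix},\ x_{20}=\begin{pmatrix}q&0\\0&q^{-1}\end{pmatrix},$$
$$A=ax_{01}+a^{-1}x_{12}=\begin{pmatrix}q^{-1}\theta&\sigma\\-\sigma&q\theta\end{pmatrix},\qquad A^*=a^*x_{23}+a^{*-1}x_{30}=\begin{pmatrix}q\theta^*&\sigma c\\-\sigma c^{-1}&q^{-1}\theta^*\end{pmatrix}.$$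
Trace and determinant of $A$ are $(q+q^{-1})\theta$ and $\theta^2+\sigma^2$, which are $\theta_0+\theta_1$ and $\theta_0\theta_1$; similarly for $A^*$. One checks directly that $(1,a^{-1})$ and $(1,a)$ are eigenvectors of $A$ for $\theta_0,\theta_1$, that $u_0=(c,-a^*)$ is an eigenvector of $A^*$ for $\theta_0^*$, and that $(c,-a^{*-1})$ is one for $\theta_1^*$. The functional $\rho=(a^{*-1},c)$ kills the last vector, so $m_0=\rho(E_0u_0)/\rho(u_0)$. Writing $u_0=X(1,a^{-1})+Y(1,a)$ gives $X=(a^*+ca)/(a-a^{-1})$, and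
$$m_0=\frac{(a^*+ca)(a^{*-1}+ca^{-1})}{c\,(a-a^{-1})(a^{*-1}-a^*)}=\frac{\lambda+\xi(a/a^*)}{(a-a^{-1})(a^{*-1}-a^*)},\qquad\lambda=c+c^{-1}.$$
As $\lambda$ takes every value, so does $m_0$: every TD pair with $d=1$ and these eigenvalues is one of these. Since $\xi(a/a^*)-\xi(aa^*)=(a-a^{-1})(a^{*-1}-a^*)$, we have $1-m_0=-(\lambda+\xi(aa^*))/((a-a^{-1})(a^{*-1}-a^*))$, so $m_0\notin\{0,1\}$ means $c\notin\{-(a/a^*)^{\pm1},-(aa^*)^{\pm1}\}$.

It remains to find $x_{13}$. Let it be $q^{-1}$ on $u_0$ and $q$ on $v=(1,a^{-1})$; these are independent because $c\neq-aa^*$ (then $Y\ne 0$). We have $x_{01}v=q^{-1}v$ and $x_{01}u_0=qu_0-\sigma c\,v$. So $(qx_{01}x_{13}-q^{-1}x_{13}x_{01})u_0=(qu_0-\sigma cv)-q^{-1}(u_0-q\sigma cv)=\sigma u_0$, and on $v$ both sides are $\sigma v$. This is relation (ii) for $(x_{01},x_{13})$; the other relations are checked for all $d$ at once in Section 11. The guess passes both tests.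

## 2. The theorems, and the published results they use

**Theorem A.** *Let $\Gamma$ be as in the conjecture and $q^2=b$ (either square root). Every irreducible $T$-module $W$ has an endpoint $r$, a dual endpoint $t$ and a diameter $d$; let $\Omega,\Omega^*\in Z(T)$ be the invertible elements acting on $W$ as $q^{2t+d}$, $q^{2r+d}$. There is a homomorphism $\boxtimes_q\to T\subseteq\operatorname{End}(V)$ with*
$$A=(\theta_0-h-hsb)1+hsb\,\Omega\,x_{01}+h\,\Omega^{-1}x_{12},\qquad A^*=(\theta_0^*-h^*-h^*s^*b)1+h^*s^*b\,\Omega^*x_{23}+h^*\Omega^{*-1}x_{30}.$$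
*In particular the conjecture holds. Moreover $T$ is generated by $Z(T)$ and the image of $\boxtimes_q$, and each irreducible $T$-module is an irreducible $\boxtimes_q$-module on which every $x_{ij}$ is diagonalizable with eigenvalues $q^{d-2i}$ $(0\le i\le d)$.*

**Theorem B.** *Let $A,A^*$ be a TD pair on $W$ with $\theta_i=aq^{2i-d}+a^{-1}q^{d-2i}$, $\theta_i^*=a^*q^{2i-d}+a^{*-1}q^{d-2i}$ $(0\le i\le d)$, $a,a^*\in\mathbb C^*$. Then $W$ has a $\boxtimes_q$-module structure with $A=ax_{01}+a^{-1}x_{12}$, $A^*=a^*x_{23}+a^{*-1}x_{30}$, every $x_{ij}$ being diagonalizable with eigenvalues $q^{d-2i}$.*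

We use three published results over $\mathbb C$.

* **[ITT]** Ito–Tanabe–Terwilliger, *Some algebra related to P- and Q-polynomial association schemes*, DIMACS Ser. 56 (2001), Lemma 4.5: in a TD pair, $d=\delta$.
* **[NT]** Nomura–Terwilliger, *The structure of a tridiagonal pair*, Linear Algebra Appl. 429 (2008) 1647–1662: every TD pair over an algebraically closed field is sharp. With the standard equality $\dim E_0W=\dim E_0^*W$ this means $\dim E_0^*W=\dim E_0W=1$.
* **[INT]** Ito–Nomura–Terwilliger, *A classification of sharp tridiagonal pairs*, Linear Algebra Appl. 435 (2011) 1857–1884, Theorem 3.1, uniqueness part: two sharp TD systems with the same parameter array $(\{\theta_i\},\{\theta_i^*\},\{\zeta_i\})$ are isomorphic, where $\zeta_i$ is the eigenvalue of $(A^*-\theta_1^*)\cdots(A^*-\theta_i^*)(A-\theta_{i-1})\cdots(A-\theta_0)$ on $E_0^*W$.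

*Example.* For $d=1$ and $u\in E_0^*W$ we have $E_0^*(A-\theta_0)u=(\theta_1-\theta_0)(1-m_0)u$, and $A^*-\theta^*_1$ kills $E_1^*W$, so $\zeta_1=(\theta_0^*-\theta_1^*)(\theta_1-\theta_0)(1-m_0)$. For $d=1$ the uniqueness statement is the one just verified by hand.

From now on fix $a,a^*\in\mathbb C^*$ and $d\ge0$ with
$$(\mathrm D)\qquad a^2,a^{*2}\notin\{q^{2m}:|m|\le d-1\}.$$
This says exactly that the $\theta_i$, and the $\theta_i^*$, of Theorem B are distinct: for $i\ne j$, $\theta_i=\theta_j$ iff $a^2=q^{2(d-i-j)}$, and $d-i-j$ takes all values in $[1-d,d-1]$. (D) for $d$ implies (D) for smaller $d$. Put $\theta=\xi(a)$, $\theta^*=\xi(a^*)$; $\varepsilon$ always denotes $1$ or $-1$.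

## 3. The two eigenspace flags give $x_{13}$ and nothing more

A sensible first attempt at Theorem B is to build every $x_{ij}$ directly from the eigenspaces of $A$ and $A^*$. The following lemma, which we need anyway, shows what they offer.

**Lemma 3.1.** *Let $A,A^*$ be a TD pair on $W$, with any choice of standard orderings. Put $V_{ij}=(E_0^*W+\dots+E_i^*W)\cap(E_jW+\dots+E_dW)$, $0\le i,j\le d$. Then $V_{ij}=0$ for $i<j$, and $W=\bigoplus_iV_{ii}$.*

*Proof.* Since $A$ raises the $E^*$-index by at most one and $A-\theta_j$ kills $E_jW$, we have $(A-\theta_j)V_{ij}\subseteq V_{i+1,j+1}$ if $i,j<d$, and $(A-\theta_d)V_{id}=0$. Dually $(A^*-\theta_i^*)V_{ij}\subseteq V_{i-1,j-1}$ if $i,j>0$, and $(A^*-\theta_0^*)V_{0j}=0$. So for $r\ge0$ the sum $\sum_{i=0}^{d-r}V_{i,i+r}$ is invariant under both operators: its last term has second index $d$ and its first has first index $0$. For $r\ge1$ it lies in $E_rW+\dots+E_dW\neq W$, so it is $0$; that is the first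 claim. For $r=0$ it contains $V_{00}=E_0^*W\ne0$, so it is $W$. The sum is direct because $V_{ii}\cap\sum_{h<i}V_{hh}\subseteq V_{i-1,i}=0$. $\square$

Reverse the $E_i$ and put $U_i=(E_0^*W+\dots+E_i^*W)\cap(E_0W+\dots+E_{d-i}W)$. Then $W=\bigoplus U_i$, and we may let $x_{13}=q^{2i-d}$ on $U_i$. For $d=1$ this is exactly the $x_{13}$ of Section 1.

At this point the attempt stops. The diagonalizable operators $x_{01},x_{12},x_{20}$ need further decompositions, and no recipe depending only on $A,A^*$ can supply them: already for $d=1$ the action is not unique. Take $c$ as in Section 1, with $c^2\ne1$ and the four excluded values avoided. The pairs built from $c$ and from $c^{-1}$ have the same $\lambda$, hence the same $m_0$, so there is an isomorphism $\Psi$ between them. Could $\Psi$ carry $x_{20}$ to $x_{20}$? Then $\Psi$ would commute with $\operatorname{diag}(q,q^{-1})$, so it would be diagonal. It commutes with $A$, which is the same matrix in both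 pairs and has nonzero off-diagonal entries, so it would be a scalar. Then the two matrices $A^*$ would coincide, forcing $c=c^{-1}$. So the same pair carries two different actions, with different $x_{20}$, and a choice must be made.

The remedy is to reverse the direction. We build a family of models on which all generators except $x_{13},x_{31}$ are visible from the start, with enough parameters $c_1,\dots,c_d$ to reach every admissible parameter array, and then apply [INT]. There are three tasks: build the models, show that suitable ones are irreducible (this is the hard part), and hit every parameter array. The operator $x_{13}$ then comes from Lemma 3.1.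

## 4. Ladder modules and the models $\mathbb W(c_1,\dots,c_n)$

**Definition (pairs).** A pair is a space $N$ with $A,A^*\in\operatorname{End}(N)$. Homs, subpairs and simplicity are meant with respect to $A,A^*$. $\mathfrak B_N\subseteq\operatorname{End}(N)$ is the unital algebra generated by $A,A^*$.

**Definition (ladder modules).** A ladder module is a space with operators $k$ (invertible), $E,F,H,G$ such that

* (R1) $kE=q^2Ek$, $kH=q^2Hk$, $kF=q^{-2}Fk$, $kG=q^{-2}Gk$;
* (R2) $qFE-q^{-1}EF=(k^{-2}-1)/\sigma$;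
* (R3) $qHG-q^{-1}GH=(k^2-1)/\sigma$;
* (R4) $qEH=q^{-1}HE$, $qGF=q^{-1}FG$.

(The ladder operators $E,F$ carry no index, unlike the idempotents $E_i$.) We shall often use (R1) in the form
$$qk^{-1}E=q^{-1}Ek^{-1},\ qEk=q^{-1}kE,\ qFk^{-1}=q^{-1}k^{-1}F,\ qkF=q^{-1}Fk,$$
$$qHk=q^{-1}kH,\ qk^{-1}H=q^{-1}Hk^{-1},\ qkG=q^{-1}Gk,\ qGk^{-1}=q^{-1}k^{-1}G.\tag{4.1}$$

*Example.* For $c\in\mathbb C^*$ let $V(c)=\mathbb C^2$ with basis $e_+,e_-$, $k=\operatorname{diag}(q,q^{-1})$, $E=E_{+-}$, $F=E_{-+}$, $H=cE_{+-}$, $G=c^{-1}E_{-+}$, where $E_{+-}e_-=e_+$, $E_{-+}e_+=e_-$. (R1) is clear; both sides of (R2) are $\operatorname{diag}(-q^{-1},q)$, both sides of (R3) are $\operatorname{diag}(q,-q^{-1})$, and all products in (R4) vanish.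

**Tensor products.** On $V\otimes V'$ put $k\otimes k$ for $k$, and
$$E=E\otimes k^{-1}+1\otimes E,\quad F=F\otimes k^{-1}+1\otimes F,\quad H=H\otimes k+1\otimes H,\quad G=G\otimes k+1\otimes G.$$
In an iterated product $E$ acts in one slot, with $1$ to the left and $k^{-1}$ on the slots to the right; similarly for $F$, and for $H,G$ with $k$. So the construction is associative, and a tensor product of ladder homs is a ladder hom. It gives a ladder module: (R1) is clear, and with subscripts for slots the cross terms vanish by (4.1), as follows.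

* (R2): the cross terms are $F_1(qk_2^{-1}E_2-q^{-1}E_2k_2^{-1})+E_1(qF_2k_2^{-1}-q^{-1}k_2^{-1}F_2)=0$; the rest is $\sigma^{-1}\big((k_1^{-2}-1)k_2^{-2}+(k_2^{-2}-1)\big)=\sigma^{-1}(k_1^{-2}k_2^{-2}-1)$.
* (R3): the cross terms are $H_1(qk_2G_2-q^{-1}G_2k_2)+G_1(qH_2k_2-q^{-1}k_2H_2)=0$; the rest is $\sigma^{-1}\big((k_1^2-1)k_2^2+(k_2^2-1)\big)=\sigma^{-1}(k_1^2k_2^2-1)$.
* (R4): the cross terms are $E_1(qk_2^{-1}H_2-q^{-1}H_2k_2^{-1})+H_1(qE_2k_2-q^{-1}k_2E_2)=0$, respectively $G_1(qk_2F_2-q^{-1}F_2k_2)+F_1(qG_2k_2^{-1}-q^{-1}k_2^{-1}G_2)=0$; the rest is (R4) in each slot.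

**Pair times ladder module.** For a pair $N$ and a ladder module $V$, let $N\otimes V$ be the pair
$$A\otimes k^{-1}+\sigma\,1\otimes(E-F),\qquad A^*\otimes k+\sigma\,1\otimes(H-G).$$
Then $(N\otimes V)\otimes V'=N\otimes(V\otimes V')$: both sides give $A\otimes k^{-1}\otimes k^{-1}+\sigma1\otimes(E-F)\otimes k^{-1}+\sigma1\otimes1\otimes(E-F)$, and similarly for $A^*$. For a ladder hom $r$ and a pair hom $g$, $1\otimes r$ and $g\otimes1$ are pair homs. Let $\mathbb C$ be the one-dimensional pair $A=\theta,A^*=\theta^*$, and put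
$$\mathbb W(c_1,\dots,c_n)=\mathbb C\otimes V(c_1)\otimes\cdots\otimes V(c_n).$$
On $\mathbb C\otimes V$, for any ladder module $V$, define
$$x_{01}=k^{-1}-a^{-1}\sigma F,\quad x_{12}=k^{-1}+a\sigma E,\quad x_{23}=k+a^{*-1}\sigma H,\quad x_{30}=k-a^*\sigma G,\quad x_{20}=k=x_{02}^{-1}.\tag{4.2}$$
Then $A=\theta k^{-1}+\sigma(E-F)=ax_{01}+a^{-1}x_{12}$ and $A^*=\theta^*k+\sigma(H-G)=a^*x_{23}+a^{*-1}x_{30}$. For $V=V(c)$ these are the matrices of Section 1.

The next lemma describes what one more factor $\mathbb C^2$ does to a spectrum: each label $z$ splits into $q^{-1}z$ and $qz$, and tridiagonality survives.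

**Lemma 4.1.** *Let $X,Y\in\operatorname{End}(N)$, $\xi_0(z)=xz+x'z^{-1}$ with $x\ne0$, and $N=\bigoplus_zN_z$ (finitely many labels $z$, in one coset of $q^{2\mathbb Z}$; $N_z=0$ for other $z$) with $X=\xi_0(z)$ on $N_z$, $YN_z\subseteq N_{q^{-2}z}+N_z+N_{q^2z}$, and $xz^2\ne x'$ for all labels. Let $X'=X\otimes k^{-1}+1\otimes u$, $Y'=Y\otimes k+1\otimes v$ on $N\otimes\mathbb C^2$, with $u=u_+E_{+-}+u_-E_{-+}$, $u_+u_-=-\sigma^2xx'$, $v$ arbitrary. Put $p_z=\sigma xz\,e_+-u_-e_-$ and $y_z=u_+e_++\sigma xz\,e_-$. Then $N\otimes\mathbb C^2=\bigoplus_{z'}N'_{z'}$ with $N'_{z'}=N_{qz'}\otimes p_{qz'}+N_{q^{-1}z'}\otimes y_{q^{-1}z'}$, $X'=\xi_0(z')$ on $N'_{z'}$, and $Y'N'_{z'}\subseteq N'_{q^{-2}z'}+N'_{z'}+N'_{q^2z'}$. The same holds for $X'=X\otimes k+1\otimes u$, $Y'=Y\otimes k^{-1}+1\otimes v$, with $e_+,e_-$ interchanged.*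

*Proof.* On $N_z\otimes\mathbb C^2$, $X'$ acts as $\begin{pmatrix}q^{-1}\xi_0(z)&u_+\\u_-&q\xi_0(z)\end{pmatrix}$. Applied to $p_z$, the components are
$$\sigma xz\,q^{-1}\xi_0(z)+\sigma^2xx'=\sigma xz(q^{-1}xz+qx'z^{-1}),\qquad u_-(\sigma xz-q\xi_0(z))=-u_-(q^{-1}xz+qx'z^{-1}),$$
so $p_z$ is an eigenvector for $\xi_0(q^{-1}z)$. Applied to $y_z$, they are
$$u_+(q^{-1}\xi_0(z)+\sigma xz)=u_+(qxz+q^{-1}x'z^{-1}),\qquad-\sigma^2xx'+\sigma xz\,q\xi_0(z)=\sigma xz(qxz+q^{-1}x'z^{-1}),$$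
so $y_z$ is an eigenvector for $\xi_0(qz)$. The determinant of $(p_z,y_z)$ is $\sigma^2x^2z^2+u_+u_-=\sigma^2x(xz^2-x')\ne0$, so they form a basis of $\mathbb C^2$.

For $Y'$ note $kp_z=q^{-1}p_{q^2z}$ and $ky_z=q\,y_{q^{-2}z}$. Hence $Y\otimes k$ sends $N_z\otimes p_z$, which has label $q^{-1}z$, into
$$N_{q^2z}\otimes p_{q^2z}\ (\text{label }qz)\;+\;N_z\otimes\mathbb C^2\ (\text{labels }q^{\pm1}z)\;+\;N_{q^{-2}z}\otimes\mathbb C^2\ (\text{labels }q^{-3}z,q^{-1}z),$$
and it sends $N_z\otimes y_z$, which has label $qz$, into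
$$N_{q^2z}\otimes\mathbb C^2\ (\text{labels }qz,q^3z)\;+\;N_z\otimes\mathbb C^2\ (\text{labels }q^{\pm1}z)\;+\;N_{q^{-2}z}\otimes y_{q^{-2}z}\ (\text{label }q^{-1}z).$$
All these labels are allowed, and $1\otimes v$ preserves $N_z\otimes\mathbb C^2$ (labels $q^{\pm1}z$). In the basis $e_-,e_+$ we have $k=\operatorname{diag}(q^{-1},q)$, so the second version is the first with $e_+,e_-$ interchanged. $\square$

**Corollary 4.2.** *On $\mathbb W(c_1,\dots,c_n)$, $n\le d$:*

*(i) $A$ and $A^*$ are diagonalizable with eigenvalues among $\theta_i^{(n)}=aq^{2i-n}+a^{-1}q^{n-2i}$ and $\theta_i^{*(n)}=a^*q^{2i-n}+a^{*-1}q^{n-2i}$, $0\le i\le n$, and each moves the eigenspace index of the other by at most $1$.*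

*(ii) The $\theta_0^{*(n)}$-eigenspace of $A^*$ is one-dimensional, spanned by $u_0=p_0(c_1)\otimes\cdots\otimes p_{n-1}(c_n)$, where $p_m(c)=c\,e_+-a^*q^{-m}e_-$.*

*(iii) $x_{01},x_{12},x_{23},x_{30}$ are diagonalizable with eigenvalues among $q^{n-2i}$. For $(X,Y)=(x_{01},x_{23}),(x_{12},x_{30}),(x_{23},x_{01}),(x_{30},x_{12})$, $Y$ maps the $z$-eigenspace of $X$ into the sum of those for $q^{-2}z,z,q^2z$; hence $X^3Y-[3]_qX^2YX+[3]_qXYX^2-YX^3=0$.*

*Proof.* Induction on $n$ with Lemma 4.1; $n=0$ is clear, with label $a$ for $A$, $a^*$ for $A^*$ and $1$ for each $x_{ij}$.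

(i) Take $\xi_0=\xi$, so $x=x'=1$. For $A$ (first version) $u=\sigma(E-F)$, and for $A^*$ (second version) $u=\sigma(H-G)$; in both cases $u_+u_-=-\sigma^2$. In the step $n-1\to n$ the labels are $z=aq^{2i-n+1}$, resp. $a^*q^{2i-n+1}$, $0\le i\le n-1$. We need $z^2\neq1$, i.e. $a^2\neq q^{2(n-1-2i)}$, which is (D), as $|n-1-2i|\le d-1$. The new labels are $aq^{2i-n}$, resp. $a^*q^{2i-n}$, and the corresponding eigenvalues are distinct by (D).

(ii) The label $a^*q^{-n}$ arises only from the label $a^*q^{-(n-1)}$, so the eigenspace is one-dimensional by induction. If $A^*n_0=\xi(\alpha)n_0$, then $n_0\otimes(c\,e_+-\alpha e_-)$ is an eigenvector of $A^*$ on $N\otimes V(c)$ with eigenvalue $\xi(\alpha q^{-1})$: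
$$qc\,\xi(\alpha)-\sigma c\alpha=c(q^{-1}\alpha+q\alpha^{-1}),\qquad-\sigma-q^{-1}\alpha\xi(\alpha)=-\alpha(q^{-1}\alpha+q\alpha^{-1}).\tag{4.3}$$
Apply this with $\alpha=a^*q^{-(n-1)}$.

(iii) Take $\xi_0(z)=z$, so $x=1,x'=0$ and $xz^2\ne x'$ is automatic. On $N\otimes V(c)$,
$$x_{01}=x_{01}\otimes k^{-1}-a^{-1}\sigma1\otimes F,\quad x_{12}=x_{12}\otimes k^{-1}+a\sigma1\otimes E,$$
$$x_{23}=x_{23}\otimes k+a^{*-1}\sigma1\otimes H,\quad x_{30}=x_{30}\otimes k-a^*\sigma1\otimes G,$$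
and $u_+u_-=0$ each time. In each of the four pairs one operator comes with $k^{-1}$ and the other with $k$, so one version of the lemma applies. The component of the cubic expression from eigenvalue $z$ to $z'$ of $X$ has the factor $z'^3-[3]_qz'^2z+[3]_qz'z^2-z^3=(z'-z)(z'-q^2z)(z'-q^{-2}z)$, which vanishes whenever $Y$ has such a component. $\square$

From now on $u_0$ always denotes a spanning vector of this eigenspace, also in subpairs containing it.

Could $\mathbb W(c_1,\dots,c_d)$ itself be the model? Its dimension is always $2^d$, and it need not be simple: Section 7 exhibits a $3$-dimensional subpair of $\mathbb W(q^2c,c)$. We need to understand its subpairs, and the tools are two families of intertwiners.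

## 5. The operators $\check R(c,c')$ that exchange two factors

On $\mathbb C^2\otimes\mathbb C^2$ write $+-$ for $e_+\otimes e_-$, etc. Let $\mathsf t$ be the operator
$$++\mapsto q(++),\quad--\mapsto q(--),\quad+-\mapsto\sigma(+-)+(-+),\quad-+\mapsto(+-).$$
Then $\mathsf t^2=1+\sigma\mathsf t$: on $++$ and $--$ this is $q^2=1+\sigma q$; $\mathsf t^2(-+)=\sigma(+-)+(-+)$; $\mathsf t^2(+-)=(\sigma^2+1)(+-)+\sigma(-+)$. So $\mathsf t-\mathsf t^{-1}=\sigma$.

Also $\mathsf t_1\mathsf t_2\mathsf t_1=\mathsf t_2\mathsf t_1\mathsf t_2$ on $(\mathbb C^2)^{\otimes3}$, where $\mathsf t_1=\mathsf t_{12}$, $\mathsf t_2=\mathsf t_{23}$. This is clear on $+++$ and $---$. On $v_1=-++$, $v_2=+-+$, $v_3=++-$,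
$$\mathsf t_1:\ v_1\mapsto v_2,\ v_2\mapsto\sigma v_2+v_1,\ v_3\mapsto qv_3;\qquad\mathsf t_2:\ v_1\mapsto qv_1,\ v_2\mapsto v_3,\ v_3\mapsto\sigma v_3+v_2,$$
and both triple products give $v_1\mapsto qv_3$, $v_2\mapsto q\sigma v_3+qv_2$, $v_3\mapsto q^2\sigma v_3+q\sigma v_2+qv_1$ (for $\mathsf t_2\mathsf t_1\mathsf t_2v_3$ use $q\sigma^2+\sigma=q^2\sigma$). On $--+,-+-,+--$, in the roles of $v_1,v_2,v_3$, the same formulas hold with $\mathsf t_1,\mathsf t_2$ interchanged. Put
$$\check R(c,c')=c'\mathsf t-c\,\mathsf t^{-1}=(c'-c)\mathsf t+c\sigma.$$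
With $\alpha=qc'-q^{-1}c$ this is
$$\pm\pm\mapsto\alpha(\pm\pm),\quad+-\mapsto\sigma c'(+-)+(c'-c)(-+),\quad-+\mapsto(c'-c)(+-)+\sigma c(-+).\tag{5.1}$$

**Lemma 5.1.**

*(a) $\check R(c,c'):V(c)\otimes V(c')\to V(c')\otimes V(c)$ is a ladder hom.*

*(b) $\check R(c',c)\check R(c,c')=(qc'-q^{-1}c)(qc-q^{-1}c')1$; so $\check R(c,c')$ is invertible if $c'/c\ne q^{\pm2}$. Also $\check R(c,c)=\sigma c\,1$.*

*(c) $\check R(c_2,c_3)_{12}\check R(c_1,c_3)_{23}\check R(c_1,c_2)_{12}=\check R(c_1,c_2)_{23}\check R(c_1,c_3)_{12}\check R(c_2,c_3)_{23}$.*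

*(d) $\ker\check R(q^2c,c)=\operatorname{span}\{++,\,--,\,(+-)+q^{-1}(-+)\}$.*

*(e) $\check R(c,c')(p_m(c)\otimes p_{m+1}(c'))=\alpha\,p_m(c')\otimes p_{m+1}(c)$.*

*(f) Let $s=(+-)-q(-+)\in V(y)\otimes V(y')$, $y'=q^2y$. Then $E,F,H,G$ kill $s$ and $ks=s$. For $v\in V(c)$: $\check R(c,y')_{23}\check R(c,y)_{12}(v\otimes s)=\chi\,s\otimes v$ with $\chi=q^{-1}(q^4y-c)(y-c)$, and $\check R(y,c)_{12}\check R(y',c)_{23}(s\otimes v)=\chi'\,v\otimes s$ with $\chi'=-q(qy-q^{-1}c)(qc-q^{-1}y)$.*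

*Proof.* (a) Compatibility with $k$ is clear. In $V(c)\otimes V(c')$ the operators are

* $E$: $++\mapsto0$, $+-\mapsto(++)$, $-+\mapsto q^{-1}(++)$, $--\mapsto q(+-)+(-+)$;
* $H$: $++\mapsto0$, $+-\mapsto c'(++)$, $-+\mapsto cq(++)$, $--\mapsto cq^{-1}(+-)+c'(-+)$;
* $F$: $--\mapsto0$, $+-\mapsto q(--)$, $-+\mapsto(--)$, $++\mapsto(+-)+q^{-1}(-+)$;
* $G$: $--\mapsto0$, $+-\mapsto c^{-1}q^{-1}(--)$, $-+\mapsto c'^{-1}(--)$, $++\mapsto c'^{-1}(+-)+c^{-1}q(-+)$,

and in the target $c,c'$ are interchanged. For each operator we compare $\check R$ after the source operator (left sides below) with the target operator after $\check R$ (right sides).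

$E$. On $--$: $\check R(q(+-)+(-+))=\alpha(q(+-)+(-+))$, since $q\sigma c'+c'-c=q\alpha$ and $q(c'-c)+\sigma c=\alpha$. On $+-$: $\alpha=\sigma c'+(c'-c)q^{-1}$. On $-+$: $\alpha q^{-1}=(c'-c)+\sigma cq^{-1}$. On $++$: $0=0$.

$H$. On $--$: $\check R(cq^{-1}(+-)+c'(-+))=\alpha(c'q^{-1}(+-)+c(-+))$, since
$$cq^{-1}\sigma c'+c'(c'-c)=c'q^{-1}\alpha,\qquad cq^{-1}(c'-c)+c'\sigma c=c\alpha.\tag{5.2}$$
On $+-$: $\alpha c'=\sigma c'c+(c'-c)c'q$. On $-+$: $\alpha cq=(c'-c)c+\sigma cc'q$. On $++$: $0=0$.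

$F$. On $++$: $\check R((+-)+q^{-1}(-+))=\alpha((+-)+q^{-1}(-+))$, since $\sigma c'+(c'-c)q^{-1}=\alpha$ and $(c'-c)+q^{-1}\sigma c=q^{-1}\alpha$. On $+-$: $q\alpha=\sigma c'q+(c'-c)$. On $-+$: $\alpha=(c'-c)q+\sigma c$. On $--$: $0=0$.

$G$. On $++$: $\check R(c'^{-1}(+-)+c^{-1}q(-+))=\alpha(c^{-1}(+-)+c'^{-1}q(-+))$, since $\sigma+qc^{-1}(c'-c)=\alpha c^{-1}$ and $c'^{-1}(c'-c)+q\sigma=q\alpha c'^{-1}$. On $+-$: $\alpha c^{-1}q^{-1}=\sigma q^{-1}+(c'-c)c^{-1}$. On $-+$: $\alpha c'^{-1}=(c'-c)c'^{-1}q^{-1}+\sigma$. On $--$: $0=0$.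

(b) With $\Delta=c'-c$,
$$(-\Delta\mathsf t+c'\sigma)(\Delta\mathsf t+c\sigma)=-\Delta^2(1+\sigma\mathsf t)+\sigma\Delta^2\mathsf t+\sigma^2cc'=\sigma^2cc'-\Delta^2=(qc'-q^{-1}c)(qc-q^{-1}c').$$

(c) Put $x=c_3-c_2$, $y=c_2-c_1$. The two sides are
$$(x\mathsf t_1+c_2\sigma)((x+y)\mathsf t_2+c_1\sigma)(y\mathsf t_1+c_1\sigma)\quad\text{and}\quad(y\mathsf t_2+c_1\sigma)((x+y)\mathsf t_1+c_1\sigma)(x\mathsf t_2+c_2\sigma).$$
Expand with $\mathsf t_i^2=1+\sigma\mathsf t_i$. On both sides the coefficient of $\mathsf t_1\mathsf t_2\mathsf t_1=\mathsf t_2\mathsf t_1\mathsf t_2$ is $xy(x+y)$, that of $\mathsf t_1\mathsf t_2$ is $\sigma c_1x(x+y)$, that of $\mathsf t_2\mathsf t_1$ is $\sigma c_2y(x+y)$, and the constant is $\sigma c_1xy+\sigma^3c_1^2c_2$. The coefficient of $\mathsf t_2$ on the left and of $\mathsf t_1$ on the right is $\sigma^2c_1c_2(x+y)$. That of $\mathsf t_1$ on the left and of $\mathsf t_2$ on the right is $\sigma^2c_1(xc_1+yc_2+xy)=\sigma^2c_1c_2(x+y)$,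 because $y+c_1=c_2$.

(d) For $\check R(q^2c,c)$ we have $\alpha=0$, $+-\mapsto\sigma c[(+-)-q(-+)]$ and $-+\mapsto-q\sigma c[(+-)-q(-+)]$.

(e) With $\beta=a^*q^{-m}$ the source is $cc'(++)-\beta[cq^{-1}(+-)+c'(-+)]+\beta^2q^{-1}(--)$. By (5.2) its image is $\alpha$ times $cc'(++)-\beta[c'q^{-1}(+-)+c(-+)]+\beta^2q^{-1}(--)=p_m(c')\otimes p_{m+1}(c)$.

(f) $Es=(1-q\cdot q^{-1})(++)=0$, $Fs=(q-q)(--)=0$, $Hs=(q^2y-q\cdot yq)(++)=0$, $Gs=(y^{-1}q^{-1}-q\cdot q^{-2}y^{-1})(--)=0$, $ks=s$.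

For $v=e_+$: $e_+\otimes s=(++-)-q(+-+)$, and $\check R(c,y)_{12}$ gives $(qy-q^{-1}c)(++-)-q\sigma y(+-+)-q(y-c)(-++)$. After $\check R(c,q^2y)_{23}$ the coefficients are

* at $++-$: $\sigma[(qy-q^{-1}c)q^2y-qy(q^2y-c)]=0$;
* at $+-+$: $(qy-q^{-1}c)(q^2y-c)-q\sigma^2yc=q^{-1}[q^4y^2-(q^4+1)yc+c^2]=\chi$;
* at $-++$: $-q(y-c)(q^3y-q^{-1}c)=-(y-c)(q^4y-c)=-q\chi$.

So the image is $\chi\,s\otimes e_+$. The composite is a ladder hom, and $F(e_+\otimes s)=e_-\otimes s$, $F(s\otimes e_+)=s\otimes e_-$ because $Fs=0$, $ks=s$; applying $F$ gives the case $v=e_-$.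

For the second formula, first let $\chi\ne0$ and apply $\check R(y,c)_{12}\check R(y',c)_{23}$ to the first formula. By (b) used twice,
$$\chi\cdot\check R(y,c)_{12}\check R(y',c)_{23}(s\otimes v)=(qy'-q^{-1}c)(qc-q^{-1}y')(qy-q^{-1}c)(qc-q^{-1}y)\,v\otimes s,$$
and $(qy'-q^{-1}c)(qc-q^{-1}y')=q^{-1}(q^4y-c)\cdot(-q)(y-c)=-q\chi$. Divide by $\chi$; the general case follows by continuity. $\square$

## 6. The operators $K_N(w)$, and why their entries lie in $\mathfrak B_N$

In Section 3 we saw that the pairs $\mathbb C\otimes V(c)$ and $\mathbb C\otimes V(c^{-1})$ are generically isomorphic. We now write down this isomorphism and propagate it to $\mathbb W(c_1,\dots,c_n)$. Its decisive property is the last one below: the matrix entries are elements of the algebra generated by $A$ and $A^*$, so every subpair is stable under them.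

With $\kappa=w-w^{-1}$ let
$$K_{\mathbb C}(w)=\begin{pmatrix}\theta^*+w^{-1}\theta&\kappa\\-\kappa&\theta^*+w\theta\end{pmatrix},$$
and for $N=\mathbb W(c_1,\dots,c_n)$ define recursively, on $N\otimes V(c)\otimes\mathbb C^2$,
$$K_{N\otimes V(c)}(w)=\check R(w^{-1},c)_{23}\,K_N(w)_{12}\,\check R(c,w)_{23}.\tag{6.1}$$
Read from the right: move $V(w)$ next to $N$, turn it into $V(w^{-1})$, move it back. Write $K_N=\begin{pmatrix}K_{++}&K_{+-}\\K_{-+}&K_{--}\end{pmatrix}$ with entries in $\operatorname{End}(N)[w^{\pm1}]$, that is, $K(\nu\otimes e_j)=\sum_iK_{ij}\nu\otimes e_i$.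

**Proposition 6.1.** *Let $N=\mathbb W(c_1,\dots,c_n)$.*

*(K1) $K_N(w)$ is a pair hom $N\otimes V(w)\to N\otimes V(w^{-1})$ for all $w\in\mathbb C^*$.*

*(K2) $K_N(w^{-1})K_N(w)$ is a scalar Laurent polynomial times $1$.*

*(K3) With $w'=q^2w$ and $s=(+-)-q(-+)$: $K_N(w')_{12}\check R(w^{-1},w')_{23}K_N(w)_{12}(\nu\otimes s)=\delta_N(w)\,\nu\otimes s$ for $\nu\in N$, with $\delta_N(w)$ a scalar Laurent polynomial.*

*(K4) $K_N(w)$ has no powers of $w$ above $w^{n+1}$, and the coefficient of $w^{n+1}$ in $K_{+-}$ is a nonzero scalar $g_0$.*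

*(K5) $K_N(w)(u_0\otimes p_n(w))=f_N(w)\,u_0\otimes p_n(w^{-1})$, where $u_0=p_0(c_1)\otimes\cdots\otimes p_{n-1}(c_n)$ and $f_N(w)=a^{*-1}(w+aa^*)(w+a^*a^{-1})\prod_i(qw-q^{-1}c_i)(qc_i-q^{-1}w^{-1})$.*

*(K6) All coefficients of the entries of $K_N(w)$ lie in $\mathfrak B_N$. Hence $K_N(w)(Y\otimes\mathbb C^2)\subseteq Y\otimes\mathbb C^2$ for every subpair $Y\subseteq N$.*

**Step (K1).** *The step turns the intertwining property into eight equations, which (K4) and (K6) will use.* $A$ acts on $N\otimes V(w)$ and on $N\otimes V(w^{-1})$ as $\begin{pmatrix}q^{-1}A&\sigma\\-\sigma&qA\end{pmatrix}$; $A^*$ acts as $\begin{pmatrix}qA^*&\sigma w\\-\sigma w^{-1}&q^{-1}A^*\end{pmatrix}$ on the source and as $\begin{pmatrix}qA^*&\sigma w^{-1}\\-\sigma w&q^{-1}A^*\end{pmatrix}$ on the target. Comparing the four entries of $K\cdot(\text{source})=(\text{target})\cdot K$, with $\Sigma=K_{+-}+K_{-+}$, (K1) says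

1. $q^{-1}[K_{++},A]=\sigma\Sigma$,
2. $qK_{+-}A-q^{-1}AK_{+-}=\sigma(K_{--}-K_{++})$,
3. $q^{-1}K_{-+}A-qAK_{-+}=\sigma(K_{--}-K_{++})$,
4. $q[K_{--},A]=-\sigma\Sigma$,
5. $q[K_{++},A^*]=\sigma w^{-1}\Sigma$,
6. $q^{-1}K_{+-}A^*-qA^*K_{+-}=\sigma(w^{-1}K_{--}-wK_{++})$,
7. $qK_{-+}A^*-q^{-1}A^*K_{-+}=\sigma(w^{-1}K_{--}-wK_{++})$,
8. $q^{-1}[K_{--},A^*]=-\sigma w\Sigma$.

We call these equations 1–8. For $K_{\mathbb C}$ all commutators vanish, $\Sigma=0$, $K_{--}-K_{++}=\theta\kappa$ and $w^{-1}K_{--}-wK_{++}=-\theta^*\kappa$; so equations 2, 3 read $\sigma\kappa\theta=\sigma\theta\kappa$ and 6, 7 read $-\sigma\kappa\theta^*=-\sigma\theta^*\kappa$. The general case follows from (6.1), since $\check R$ is a ladder hom (Lemma 5.1(a)).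

**Step (K2).** *The step provides a near-inverse of $K_N(w)$.* $K_{\mathbb C}(w^{-1})$ is the adjugate of $K_{\mathbb C}(w)$, so their product is a determinant. In
$$K_{N\otimes V(c)}(w^{-1})K_{N\otimes V(c)}(w)=\check R(w,c)_{23}K_N(w^{-1})_{12}\check R(c,w^{-1})_{23}\check R(w^{-1},c)_{23}K_N(w)_{12}\check R(c,w)_{23}$$
the two middle factors give a scalar by Lemma 5.1(b), then induction applies, then Lemma 5.1(b) again.

**Step (K3).** *The step produces the one quadratic identity needed for (K6).* First $N=\mathbb C$. Write $p,\kappa,r$ for $K_{++},K_{+-},K_{--}$ of $K_{\mathbb C}(w)$ and $p',\kappa',r'$ for those of $K_{\mathbb C}(w')$. Then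
$$K(w)_1s=-q\kappa(++)-\kappa(--)+p(+-)-qr(-+).$$
In $\check R(w^{-1},w')$ we have $\alpha=q^3w-q^{-1}w^{-1}=q\kappa'$. After $\check R$ the coefficients of $++,--,+-,-+$ are $-q\kappa\alpha$, $-\kappa\alpha$, $X=\sigma w'p-q(w'-w^{-1})r$, $Y=(w'-w^{-1})p-q\sigma w^{-1}r$.

In $Y$ the coefficient of $\theta^*$ is $q^2w-w^{-1}-(q^2-1)w^{-1}=q^2\kappa$ and that of $\theta$ is $(q^2w-w^{-1})w^{-1}-(q^2-1)=w^{-1}\kappa$. As $p'=\theta^*+q^{-2}w^{-1}\theta$, this says $Y=q^2\kappa p'$. In $X$ the coefficient of $\theta^*$ is $\sigma q^2w-q^3w+qw^{-1}=-q\kappa$ and that of $\theta$ is $\sigma q^2-q(q^2w-w^{-1})w=q^3-q^3w^2=-q^3w\kappa$. As $r'=\theta^*+q^2w\theta$, this says $X=-q\kappa r'$. Applying $K(w')_1$, the coefficients become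

* $++$: $-q\kappa\alpha p'+\kappa'Y=-q^2\kappa\kappa'p'+q^2\kappa\kappa'p'=0$;
* $--$: $-\kappa\alpha r'-\kappa'X=-q\kappa\kappa'r'+q\kappa\kappa'r'=0$;
* $+-$: $p'X-\kappa\alpha\kappa'=-q\kappa(p'r'+\kappa'^2)$;
* $-+$: $r'Y+q\kappa\alpha\kappa'=q^2\kappa(p'r'+\kappa'^2)$.

The result is a multiple of $s$.

Now pass from $N$ to $N\otimes V(c)$. Slot 1 is $N$, slot 2 is $V(c)$. The operator is
$$\check R(w'^{-1},c)_{23}K_N(w')_{12}\;\check R(c,w')_{23}\check R(w^{-1},w')_{34}\check R(w^{-1},c)_{23}\;K_N(w)_{12}\check R(c,w)_{23}.$$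
By Lemma 5.1(c) for the parameters $(w^{-1},c,w')$ the middle product equals $\check R(w^{-1},c)_{34}\check R(w^{-1},w')_{23}\check R(c,w')_{34}$. Operators on disjoint slots commute, so we get
$$\check R(w'^{-1},c)_{23}\check R(w^{-1},c)_{34}\big[K_N(w')_{12}\check R(w^{-1},w')_{23}K_N(w)_{12}\big]\check R(c,w')_{34}\check R(c,w)_{23}.$$
Apply this to $\nu\otimes v\otimes s$. The two rightmost factors give a multiple of $\nu\otimes s\otimes v$ by the first formula of Lemma 5.1(f) with $y=w$, $y'=w'$. The bracket returns a multiple of $\nu\otimes s\otimes v$ by induction, now with $s\in V(w'^{-1})\otimes V(w^{-1})$. The two leftmost factors give a multiple of $\nu\otimes v\otimes s$ by the second formula of Lemma 5.1(f) with $y=w'^{-1}$, $y'=w^{-1}=q^2y$. All multiples are Laurent polynomials in $w$ independent of $\nu,v$.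

**Step (K4).** *The step fixes the leading coefficient, where the recursion in (K6) starts.* For $\mathbb C$ it holds with $g_0=1$. Assume it for $N$ and let $K^{(0)}$ be the coefficient of $w^{n+1}$ in $K_N$. The coefficient of $w^{n+2}$ in equation 6 gives $K^{(0)}_{++}=0$; then the coefficients of $w^{n+1}$ in equations 1 and 2 give
$$K^{(0)}_{++}=0,\qquad K^{(0)}_{+-}=g_0,\qquad K_{-+}^{(0)}=-g_0,\qquad K_{--}^{(0)}=g_0A.\tag{6.2}$$
As $w\to\infty$, $\check R(c,w)=w\mathsf t+O(1)$ and $\check R(w^{-1},c)=c\,\mathsf t+O(w^{-1})$. So $K_{N\otimes V(c)}$ has no powers above $w^{n+2}$, and its coefficient there is $c\,\mathsf t_{23}K^{(0)}_{12}\mathsf t_{23}$. For the $+-$ entry in the last slot we follow the inputs with last slot $e_-$ (slots 2, 3 displayed):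
$$\nu(+-)\mapsto\sigma\nu(+-)+\nu(-+)\mapsto g_0[-\sigma\nu(--)+\nu(++)+A\nu(-+)]\mapsto g_0[-\sigma q\nu(--)+q\nu(++)+A\nu(+-)],$$
whose part with last slot $e_+$ is $qg_0\,\nu\otimes e_+$; and
$$\nu(--)\mapsto q\nu(--)\mapsto qg_0[\nu(+-)+A\nu(--)]\mapsto qg_0[\sigma\nu(+-)+\nu(-+)+qA\nu(--)],$$
whose part with last slot $e_+$ is $qg_0\,\nu\otimes e_-$. So the entry is the scalar $qcg_0\ne0$.

**Step (K5).** *The step computes $K_N$ on one vector, which later fixes all scalars.* For $\mathbb C$: $p_0(w)=we_+-a^*e_-$ and $f=a^{*-1}(w+aa^*)(w+a^*/a)=a^{*-1}(w^2+a^*\theta w+a^{*2})$. The components of $K_{\mathbb C}(w)p_0(w)$ are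
$$(\theta^*+w^{-1}\theta)w-\kappa a^*=a^{*-1}w+\theta+a^*w^{-1}=w^{-1}f,\qquad-\kappa w-(\theta^*+w\theta)a^*=-(w^2+a^*\theta w+a^{*2})=-a^*f,$$
which is $f\,p_0(w^{-1})$. For the step use Lemma 5.1(e) twice: $\check R(c,w)$ maps $p_n(c)\otimes p_{n+1}(w)$ to $(qw-q^{-1}c)\,p_n(w)\otimes p_{n+1}(c)$; $K_N(w)$ maps $u_0\otimes p_n(w)$ to $f_N(w)u_0\otimes p_n(w^{-1})$; and $\check R(w^{-1},c)$ maps $p_n(w^{-1})\otimes p_{n+1}(c)$ to $(qc-q^{-1}w^{-1})\,p_n(c)\otimes p_{n+1}(w^{-1})$.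

**Step (K6).** *The step determines the coefficients of $K_N$ recursively from $A$ and $A^*$.* Write $K_N=\sum_{m\ge0}K^{(m)}w^{n+1-m}$, with $K^{(m)}=0$ for $m<0$. For $m=0$ the entries lie in $\mathfrak B_N$ by (6.2). Let $m\ge1$ and suppose that all entries of $K^{(l)}$, $l<m$, lie in $\mathfrak B_N$. The coefficient of $w^{n+2-m}$ in equation 6 gives
$$K_{++}^{(m)}=K_{--}^{(m-2)}-\sigma^{-1}\big(q^{-1}K_{+-}^{(m-1)}A^*-qA^*K_{+-}^{(m-1)}\big)\in\mathfrak B_N,$$
and equation 1 gives $\Sigma^{(m)}\in\mathfrak B_N$. Equations 1–8 alone do not separate $K_{+-}^{(m)}$ from $K_{-+}^{(m)}$; (K3) does. Indeed $K_N(w)_{12}(\nu\otimes s)$ has coefficients $-qK_{+-}\nu$, $K_{-+}\nu$, $K_{++}\nu$, $-qK_{--}\nu$ at $++,--,+-,-+$. Applying $\check R(w^{-1},w')_{23}$, with $\alpha=q^3w-q^{-1}w^{-1}$, and then $K_N(w')_{12}$, the $+-$ component of (K3) reads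
$$K_{++}(w')X+\alpha K_{+-}(w')K_{-+}(w)=\delta_N(w),\qquad X=\sigma q^2wK_{++}(w)-q(q^2w-w^{-1})K_{--}(w).$$
Take the coefficient of $w^{2n+3-m}$. The coefficient of $w^{n+2-j}$ in $X$ is $\sigma q^2K_{++}^{(j)}-q^3K_{--}^{(j)}+qK_{--}^{(j-2)}$, and it is paired with a multiple of $K_{++}^{(m-j)}$. Since $K_{++}^{(0)}=0$, only $j\le m-1$ occurs, and $K_{++}^{(m)}$ is already known; so the first product contributes an element of $\mathfrak B_N$. The second product contributes
$$q^{2n+5}g_0K_{-+}^{(m)}-q^{2n+5-2m}g_0K_{+-}^{(m)}$$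
plus products of entries of $K^{(l)}$, $l<m$. Substitute $K_{-+}^{(m)}=\Sigma^{(m)}-K_{+-}^{(m)}$: the coefficient of $K_{+-}^{(m)}$ becomes $-g_0q^{2n+5}(1+q^{-2m})\ne0$, as $q$ is not a root of unity. The right side is a scalar. Hence $K_{+-}^{(m)},K_{-+}^{(m)}\in\mathfrak B_N$, and $K_{--}^{(m)}\in\mathfrak B_N$ by equation 2. This proves Proposition 6.1. $\square$

## 7. Strings, the modules $V(S)$, and duals

**Definition (strings).** A string of length $\ell\ge1$ and center $\zeta$ is $S=\{\zeta q^{\ell-1},\zeta q^{\ell-3},\dots,\zeta q^{1-\ell}\}$, listed decreasingly as $c_j=\zeta q^{\ell+1-2j}$, $1\le j\le\ell$; $\operatorname{top}S=c_1$, $\operatorname{bot}S=c_\ell$. $S^{-1}=\{c^{-1}:c\in S\}$ is again a string.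

*Example.* $\{q^2,1,q^{-2}\}$ is a string of length $3$ and center $1$, equal to its inverse; $\{q^2c,c\}$ is a string of length $2$ and center $qc$.

Let
$$V(S)=\bigcap_i\ker\check R(c_i,c_{i+1})_{i,i+1}\subseteq V(c_1)\otimes\cdots\otimes V(c_\ell),$$
a ladder submodule by Lemma 5.1(a). As $c_i=q^2c_{i+1}$, Lemma 5.1(d) says that a vector lies in $V(S)$ iff for any two words in $\pm$ that differ only by $+-$, resp. $-+$, in two adjacent positions, the coefficient of the second is $q^{-1}$ times that of the first. Let $\operatorname{inv}(\omega)$ be the number of pairs of positions with $-$ to the left of $+$. Replacing an adjacent $+-$ by $-+$ raises $\operatorname{inv}$ by $1$, and words with the same number of minuses are connected by such moves. So $V(S)$ has the basis $s_j=\sum_{|\omega|_-=j}q^{-\operatorname{inv}(\omega)}\omega$, $0\le j\le\ell$, and dimension $\ell+1$. For $\ell=2$ the basis is $++$, $(+-)+q^{-1}(-+)$, $--$, and $\mathbb C\otimes V(\{q^2c,c\})$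 is the three-dimensional subpair of $\mathbb W(q^2c,c)$ promised in Section 4.

The action, with $s_{-1}=s_{\ell+1}=0$, is
$$ks_j=q^{\ell-2j}s_j,\quad Es_j=q^{2j-\ell-1}[\ell-j+1]s_{j-1},\quad Fs_j=[j+1]s_{j+1},\quad H=\zeta qEk,\quad G=\zeta^{-1}q^{-1}Fk.\tag{7.1}$$
Indeed $Es_j,Hs_j$ are multiples of $s_{j-1}$ and $Fs_j,Gs_j$ of $s_{j+1}$, by the number of minuses; the multiple is the coefficient of the sorted word $+\cdots+-\cdots-$, whose coefficient in a basis vector is $1$.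

For $E,H$ put $p=\ell-j+1$. The words of $s_j$ contributing to $+^p-^{j-1}$ are $+^{i-1}-+^{p-i}-^{j-1}$, $1\le i\le p$, with $\operatorname{inv}=p-i$; to the right of position $i$, $k$ acts as $q^{(p-i)-(j-1)}$. For $E$ the sum is $\sum_{i=1}^pq^{-(p-i)}q^{-(p-i)+(j-1)}=q^{j-p}[p]=q^{2j-\ell-1}[p]$. For $H$ it is $\sum_{i=1}^pq^{-(p-i)}c_iq^{(p-i)-(j-1)}=q^{1-j}\sum_{i=1}^pc_i=q^{1-j}\zeta q^{\ell-p}[p]=\zeta[p]$, which is the multiple for $\zeta qEk$, namely $\zeta q\,q^{\ell-2j}q^{2j-\ell-1}[p]$.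

For $F,G$ the words contributing to $+^{\ell-j-1}-^{j+1}$ are $+^{\ell-j-1}-^{t-1}+-^{j+1-t}$, $1\le t\le j+1$, with $\operatorname{inv}=t-1$; to the right of the active position $\ell-j-1+t$, $k$ acts as $q^{-(j+1-t)}$. For $F$ the sum is $\sum_tq^{-(t-1)+(j+1-t)}=\sum_{t=1}^{j+1}q^{j+2-2t}=[j+1]$. For $G$ it is $\sum_tq^{-(t-1)}c^{-1}_{\ell-j-1+t}q^{-(j+1-t)}=q^{-j}\zeta^{-1}\sum_{t=1}^{j+1}q^{\ell-2j-3+2t}=\zeta^{-1}q^{\ell-2j-1}[j+1]$, the multiple for $\zeta^{-1}q^{-1}Fk$.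

If $\ell\ge2$, $c=\operatorname{bot}S$ and $S^-=S\setminus\{c\}$, then $V(S)\subseteq V(S^-)\otimes V(c)$ by definition.

For strings with $\sum\ell_i\le d$ put
$$M(S_1,\dots,S_n)=\mathbb C\otimes V(S_1)\otimes\cdots\otimes V(S_n),$$
a subpair of $\mathbb W(\text{concatenated decreasing lists})$. It contains $u_0$: by Lemma 5.1(e), $\check R(c_i,c_{i+1})$ multiplies $p_m(c_i)\otimes p_{m+1}(c_{i+1})$ by $\alpha=qc_{i+1}-q^{-1}c_i=0$ (up to exchanging parameters) inside a string.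

**Duals.** For a pair $M$ let $M^\dagger$ be the dual space with the transposes of $A,A^*$. Taking annihilators, $M$ is simple iff $M^\dagger$ is.

**Lemma 7.1.** $M(S_1,\dots,S_n)^\dagger\cong M(S_1^{-1},\dots,S_n^{-1})$.

*Proof.* As $\mathbb C^\dagger=\mathbb C$, it suffices to show $(N\otimes V(S))^\dagger\cong N^\dagger\otimes V(S^{-1})$. The transposes are $A^T\otimes k^{-1}+\sigma1\otimes(E^T-F^T)$ and $A^{*T}\otimes k+\sigma1\otimes(H^T-G^T)$, where $k$ is diagonal in the basis $s_j$ and so in the dual basis $s_j^*$. Conjugation by $1\otimes\operatorname{diag}((-1)^j)$ changes the signs of $E^T,F^T,H^T,G^T$, so it turns $E^T-F^T$ into $\tilde E-\tilde F$ and $H^T-G^T$ into $\tilde H-\tilde G$ with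
$$\tilde E=F^T,\quad\tilde F=E^T,\quad\tilde H=G^T=\zeta^{-1}q^{-1}k\tilde E=\zeta^{-1}q\tilde Ek,\quad\tilde G=H^T=\zeta qk\tilde F=\zeta q^{-1}\tilde Fk;$$
here we used that $\tilde E$ lowers and $\tilde F$ raises $j$. Rescale the dual basis to $f_j=x_js_j^*$ with $x_j/x_{j-1}=q^{2j-\ell-1}[\ell-j+1]/[j]$. Then $\tilde Ff_j=x_jq^{2j+1-\ell}[\ell-j]s_{j+1}^*=[j+1]f_{j+1}$ and $\tilde Ef_j=x_j[j]s_{j-1}^*=q^{2j-\ell-1}[\ell-j+1]f_{j-1}$. So the operators act as in (7.1) with center $\zeta^{-1}$: this is $V(S^{-1})$. $\square$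

## 8. Reduced operators $\tilde K_N(w)$, and what a subpair of $N\otimes V(c)$ must contain

On $M(S_1,\dots,S_n)$ the operator $K(w)$ has spurious zeros, which we divide out. Let $N_1=M(S_1,\dots,S_{n-1})$, $S=S_n=\{c_1,\dots,c_\ell\}$. By (6.1), adjoining $V(c_1),\dots,V(c_\ell)$ replaces $K(w)$ by $L'(w)K(w)L(w)$ with
$$L(w)=\check R(c_1,w)_{12}\cdots\check R(c_\ell,w)_{\ell,\ell+1},\qquad L'(w)=\check R(w^{-1},c_\ell)_{\ell,\ell+1}\cdots\check R(w^{-1},c_1)_{12},$$
where the slots are those of the new ladder factors and of $\mathbb C^2$.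

**Step 1: $L(w)$ and $L'(w)$ respect $V(S)$.** *We show that $L(w)$ maps $V(S)\otimes V(w)$ into $V(w)\otimes V(S)$ and that $L'(w)$ maps $V(w^{-1})\otimes V(S)$ into $V(S)\otimes V(w^{-1})$.* By Lemma 5.1(c),
$$\check R(c_i,c_{i+1})_{i+1,i+2}\,\check R(c_i,w)_{i,i+1}\check R(c_{i+1},w)_{i+1,i+2}=\check R(c_{i+1},w)_{i,i+1}\check R(c_i,w)_{i+1,i+2}\,\check R(c_i,c_{i+1})_{i,i+1}.$$
The factors of $L(w)$ applied afterwards (index $<i$) commute with $\check R(c_i,c_{i+1})_{i+1,i+2}$, and those applied before (index $>i+1$) commute with $\check R(c_i,c_{i+1})_{i,i+1}$. So $\check R(c_i,c_{i+1})_{i+1,i+2}L(w)$ is an operator times $\check R(c_i,c_{i+1})_{i,i+1}$, and it kills $V(S)\otimes V(w)$. For $L'$ use in the same way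
$$\check R(c_i,c_{i+1})_{i,i+1}\check R(w^{-1},c_{i+1})_{i+1,i+2}\check R(w^{-1},c_i)_{i,i+1}=\check R(w^{-1},c_i)_{i+1,i+2}\check R(w^{-1},c_{i+1})_{i,i+1}\check R(c_i,c_{i+1})_{i+1,i+2}.$$

**Step 2: the spurious zeros.** *We find points where $L$ and $L'$ vanish on these subspaces.* $L(w)=0$ on $V(S)\otimes V(w)$ at $w=c_j$, $2\le j\le\ell$: the factors with index $>j$ are applied first and do not touch slots $j-1,j$; the factor $\check R(c_j,c_j)$ is a scalar; then $\check R(c_{j-1},c_j)_{j-1,j}$ kills the vector. $L'(w)=0$ on $V(w^{-1})\otimes V(S)$ at $w^{-1}=c_j$, $1\le j\le\ell-1$: the factors with index $<j$ do not touch slots $j+1,j+2$, which carry $V(c_j),V(c_{j+1})$; the $j$-th is a scalar; the next, $\check R(c_j,c_{j+1})_{j+1,j+2}$, kills the vector.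

The $c_j$ are distinct, so on these subspaces $\tilde L=L/\prod_{j\ge2}(w-c_j)$ and $\tilde L'=L'/\prod_{j\le\ell-1}(w^{-1}-c_j)$ are Laurent polynomial. Put
$$\tilde K_{\mathbb C}=K_{\mathbb C},\qquad\tilde K_{N_1\otimes V(S)}=\tilde L'\tilde K_{N_1}\tilde L.$$
Thus for $N=M(S_1,\dots,S_n)\subseteq\mathbb W$, the space $N\otimes\mathbb C^2$ is preserved by $K_{\mathbb W}(w)$, and there $\tilde K_N=K_{\mathbb W}/g_N$ with a scalar Laurent polynomial $g_N\ne0$.

**Lemma 8.1.** *Let $N=M(S_1,\dots,S_n)$, $m=\sum\ell_i$.*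

*(a) $\tilde K_N(w)$ is a pair hom $N\otimes V(w)\to N\otimes V(w^{-1})$ for all $w\in\mathbb C^*$, and $\tilde K_N(w)(u_0\otimes p_m(w))=\tilde f_N(w)u_0\otimes p_m(w^{-1})$ with*
$$\tilde f_N(w)=\pm a^{*-1}(w+aa^*)(w+a^*a^{-1})\prod_i(w-q^{-2}\operatorname{bot}S_i)(w^{-1}-q^2\operatorname{top}S_i).$$

*(b) $\tilde K_N(w^{-1})\tilde K_N(w)=\tilde f_N(w)\tilde f_N(w^{-1})1$.*

*(c) $\tilde K_N(\varepsilon)=\tilde f_N(\varepsilon)1$.*

*(d) If $Y\subseteq N\otimes V(c)$ is a subpair, then for all $w$, $\mathcal T(w)=\check R(w^{-1},c)_{23}\tilde K_N(w)_{12}\check R(c,w)_{23}$ preserves $Y\otimes\mathbb C^2$.*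

*Proof.* (a) Off the zeros of $g_N$ this is (K1) and (K5); then continuity. For each string, $q^{-2}c_i=c_{i+1}$ and $q^2c_i=c_{i-1}$ give
$$\prod_{i=1}^\ell(qw-q^{-1}c_i)=q^\ell\prod_{j=2}^\ell(w-c_j)\,(w-q^{-2}c_\ell),\qquad\prod_{i=1}^\ell(qc_i-q^{-1}w^{-1})=(-q^{-1})^\ell\prod_{j=1}^{\ell-1}(w^{-1}-c_j)\,(w^{-1}-q^2c_1),$$
so division by $g_N$ leaves the stated product.

(b) By (K2) the left side is a scalar; evaluate it on $u_0\otimes p_m(w)$.

(c) $K_{\mathbb C}(\varepsilon)=(\theta^*+\varepsilon\theta)1$. By Lemma 5.1(b) the product $L'(w)L(w^{-1})$ collapses from the middle to a scalar, hence so does $\tilde L'(w)\tilde L(w^{-1})$; put $w=\varepsilon=\varepsilon^{-1}$ to see that $\tilde L'(\varepsilon)\tilde L(\varepsilon)$ is a scalar. By induction $\tilde K_N(\varepsilon)=\tilde L'(\varepsilon)\tilde K_{N_1}(\varepsilon)\tilde L(\varepsilon)$ is a scalar; evaluate on $u_0\otimes p_m(\varepsilon)$.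

(d) $\mathcal T(w)=K_{\mathbb W\otimes V(c)}(w)/g_N(w)$ on $N\otimes V(c)\otimes\mathbb C^2$, where $N\subseteq\mathbb W$. Use (K6) for $\mathbb W\otimes V(c)$, and continuity. $\square$

Here is the idea on which the irreducibility theorem rests. A subpair $Y$ of $N\otimes V(c)$ knows, by (d), about $\mathcal T(w)$ for every $w$. At $w=c^{-1}$ the left factor $\check R(c,c)$ becomes a scalar, and $Y$ is forced to contain the whole image of $\tilde K_N(c^{-1})$. If $c=\pm1$ this degenerates, and we use the derivative at $w=c$ instead.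

**Lemma 8.2.** *Let $N=M(S_1,\dots,S_n)$ be simple with $\sum\ell_i<d$, and $0\ne Y\subseteq N\otimes V(c)$ a subpair.*

*(i) If $c^2\notin\{1,q^4\}$ and $\tilde f_N(c^{-1})\ne0$, then $Y\supseteq\operatorname{Im}\tilde K_N(c^{-1})\ni u_0$.*

*(ii) If $c=\varepsilon$ and $\tilde f_N(\varepsilon)\ne0$, then $Y=N\otimes V(\varepsilon)$.*

*(iii) If $c=\varepsilon$ and $\tilde f_N$ has a simple zero at $\varepsilon$, then $Y=N\otimes V(\varepsilon)$ or $Y$ is simple.*

**Step 1: the components of $Y$ span $N$.** *This lets us replace single vectors by all of $N$.* For a subpair $Y\ne0$ let $\mathcal K_Y\subseteq N$ be the span of all $\nu_+,\nu_-$ with $v=\nu_+\otimes e_++\nu_-\otimes e_-\in Y$. From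
$$Av=(q^{-1}A\nu_++\sigma\nu_-)\otimes e_++(qA\nu_--\sigma\nu_+)\otimes e_-,\qquad A^*v=(qA^*\nu_++\sigma c\nu_-)\otimes e_++(q^{-1}A^*\nu_--\sigma c^{-1}\nu_+)\otimes e_-$$
we see that $\mathcal K_Y$ is a nonzero subpair of $N$, so $\mathcal K_Y=N$.

**Step 2: part (i).** *We evaluate $\mathcal T$ at $w=c^{-1}$.* Put $c'=c^{-1}$. As $\check R(w^{-1},c)=\check R(c,c)=\sigma c$ at $w=c'$, Lemma 8.1(d) says $\tilde K_N(c')_{12}\check R(c,c')_{23}(Y\otimes\mathbb C^2)\subseteq Y\otimes\mathbb C^2$. Apply this to $v\otimes e_\pm$ with (5.1), and read off components in the last slot: $Y$ contains the images under $\tilde K_N(c')$ of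
$$(c'-c)\nu_-e_+,\qquad(c'-c)\nu_+e_-,\qquad\alpha\nu_+e_++\sigma c\,\nu_-e_-,\qquad\sigma c'\nu_+e_++\alpha\nu_-e_-,\qquad\alpha=qc'-q^{-1}c.$$
Since $c'\ne c$ and $\alpha^2-\sigma^2cc'=(c'-c)(q^2c'-q^{-2}c)\ne0$ (as $c^2\ne1,q^4$), these four vectors span $\nu_\pm\otimes e_+,\nu_\pm\otimes e_-$. So $Y\supseteq\tilde K_N(c')(\nu_\pm\otimes\mathbb C^2)$ for all $v\in Y$, and by Step 1 $Y\supseteq\tilde K_N(c')(N\otimes\mathbb C^2)$, which contains $\tilde f_N(c')\,u_0\otimes p_m(c)$, a nonzero multiple of the vector $u_0$ of $N\otimes V(c)$.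

**Step 3: a rescaled endomorphism for $c=\varepsilon$.** *We extract from $\tilde K_N$ near $\varepsilon$ an operator $J$ with $J^2$ scalar.* Let $e=0$ in (ii), $e=1$ in (iii). By Lemma 8.1(c), $\tilde K_N(w)=(w-\varepsilon)^eJ(w)$ with $J(w)$ Laurent polynomial. Put $J=J(\varepsilon)$, a pair endomorphism of $N\otimes V(\varepsilon)$. Dividing Lemma 8.1(b) by $(w-\varepsilon)^e(w^{-1}-\varepsilon)^e$ gives $J^2=\varphi^21$, where $\varphi\ne0$ is the value of $\tilde f_N(w)/(w-\varepsilon)^e$ at $\varepsilon$. In (ii), $J=\varphi1$.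

**Step 4: $Y$ is stable under $BJ+JB$ for all $B\in1\otimes\operatorname{Mat}_2$.** *This replaces the evaluation at $c^{-1}$.* By continuity $\mathcal T(w)/(w-\varepsilon)^e$ preserves $Y\otimes\mathbb C^2$, and so do its derivatives. Its value at $w=\varepsilon$ is $\sigma^2J_{12}$, as both $\check R$'s equal $\sigma\varepsilon$ there. Since $\frac d{dw}\check R(c,w)=\mathsf t$ and $\frac d{dw}\check R(w^{-1},c)=w^{-2}\mathsf t^{-1}$, its first derivative at $\varepsilon$ is
$$\sigma\varepsilon(\mathsf t_{23}^{-1}J_{12}+J_{12}\mathsf t_{23})+\sigma^2J'(\varepsilon)_{12}.$$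
With the last slot written second,
$$\mathsf t=qE_{++}\otimes E_{++}+E_{+-}\otimes E_{-+}+E_{-+}\otimes E_{+-}+(\sigma E_{++}+qE_{--})\otimes E_{--},$$
$$\mathsf t^{-1}=\mathsf t-\sigma=(q^{-1}E_{++}-\sigma E_{--})\otimes E_{++}+E_{+-}\otimes E_{-+}+E_{-+}\otimes E_{+-}+q^{-1}E_{--}\otimes E_{--}.$$
An operator preserves $Y\otimes\mathbb C^2$ iff each of its last-slot entries preserves $Y$. The entries at $E_{-+}$ and $E_{+-}$ show that $Y$ is preserved by $BJ+JB$ for $B=1\otimes E_{+-}$ and $1\otimes E_{-+}$. In the difference of the two diagonal entries $J'(\varepsilon)$ cancels, and we get $\sigma\varepsilon$ times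
$$(q^{-1}E_{++}-(\sigma+q^{-1})E_{--})J+J((q-\sigma)E_{++}-qE_{--})=BJ+JB,\qquad B=1\otimes(q^{-1}E_{++}-qE_{--}).$$
For $B=1$, $Y$ is preserved because $\sigma^2J$ preserves it. As $q^{-1}\ne-q$, these four $B$ span $1\otimes\operatorname{Mat}_2$.

**Step 5: every simple subpair is an eigenspace of $J$.** *This finishes (ii) and (iii).* Let $Y$ be simple. $J$ preserves $Y$, so by Schur $J|_Y=\lambda\in\{\varphi,-\varphi\}$, and $(J+\lambda)Bv=(BJ+JB)v\in Y$ for all $v\in Y$ and all $B$. The vectors $Bv$ span $\mathcal K_Y\otimes\mathbb C^2=N\otimes\mathbb C^2$. Since $J^2=\lambda^2$, $\lambda\ne0$,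
$$Y\supseteq(J+\lambda)(N\otimes\mathbb C^2)=\ker(J-\lambda)\supseteq Y.$$
So $Y=\ker(J-\lambda)$. In (ii), $J=\varphi1$, so every simple subpair is $N\otimes V(\varepsilon)$; as every nonzero subpair contains a simple one, (ii) follows. In (iii) let $Y$ be nonzero and proper. It contains a simple $\ker(J-\lambda)$. Since $Y$ is proper, $\ker(J+\lambda)\ne0$; this subpair contains a simple subpair, which must be $\ker(J+\lambda)$ itself. So $N\otimes V(\varepsilon)=\ker(J-\lambda)\oplus\ker(J+\lambda)$ with simple summands, $Y=\ker(J-\lambda)\oplus(Y\cap\ker(J+\lambda))$, and the last intersection is $0$ because $Y$ is proper. So $Y$ is simple. $\square$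

## 9. Irreducibility of $M(S_1,\dots,S_n)$

**Definition (general position).** Two strings are in general position if their union is not a string or one contains the other. $(S_1,\dots,S_n)$ is strongly in general position if for all $i\ne j$ the strings $S_i$ and $S_j$, and $S_i$ and $S_j^{-1}$, are in general position. This is unchanged by replacing any $S_i$ by $S_i^{-1}$.

*Example.* $\{q^2\}$ and $\{1\}$ are not in general position: their union is a string, and neither contains the other. The tuple $(\{q\},\{q\})$ is not strongly in general position, since $\{q\}\cup\{q^{-1}\}$ is a string. The inverse really matters: if $q$ avoids the four values in (B) below, then $\mathbb W(q,q)$ is not simple. Indeed $K_{\mathbb C}(q)$ is invertible by Lemma 8.1(b), so $\mathbb W(q,q)\cong\mathbb W(q^{-1},q)$, and by Lemma 5.1(f) with $y=q^{-1}$ the latter contains the one-dimensional subpair $\mathbb C\otimes s$.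

**Theorem C.** *Let $S_1,\dots,S_n$ be strongly in general position, $\ell_1\ge\dots\ge\ell_n$, $\sum\ell_i\le d$, and assume*

*(B): no element of any $S_i$ lies in $\{-(aa^*)^{\pm1},-(a/a^*)^{\pm1}\}$.*

*Then $M=M(S_1,\dots,S_n)$ is a simple pair.*

The proof is by induction on $\sum\ell_i$; $n=0$ is clear. The hypotheses are unchanged if some $S_i$ are replaced by their inverses. Let $S=S_n=\{c_1,\dots,c_\ell\}$ and $N_1=M(S_1,\dots,S_{n-1})$, which is simple by induction.

**Step 1: $\tilde f_{N_1}(x)\ne0$ for all $x\in S\cup S^{-1}$.** *This makes the flips $\tilde K_{N_1}$ invertible where we need them.* First an observation.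

(O) *If $i<n$ and $x\in S\cup S^{-1}$, then $x\ne q^2\operatorname{top}(S_i^{\pm1})$.* Otherwise, replacing $S_i$ and/or $S$ by inverses, $x\in S$ and $x=q^2\operatorname{top}S_i$. Then $S\cup S_i$ is the union of the strings $S$ and $S_i\cup\{x\}$, which both contain $x$; hence it is a string. So $S$ and $S_i$ are nested. But $S\not\subseteq S_i$ as $x\notin S_i$, and $S_i\subseteq S$ would force $S_i=S\ni x$ by $\ell_i\ge\ell$, a contradiction.

By Lemma 8.1(a), $\tilde f_{N_1}(x)=0$ iff $x\in\{-aa^*,-a^*/a\}$ or, for some $i<n$, $x=q^{-2}\operatorname{bot}S_i$, i.e. $x^{-1}=q^2\operatorname{top}(S_i^{-1})$, or $x^{-1}=q^2\operatorname{top}(S_i)$. For $x\in S\cup S^{-1}$ also $x^{-1}\in S\cup S^{-1}$, so (O) excludes the latter two, and (B), whose set is closed under inversion, excludes the first.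

**Step 2: the case $\ell=1$.** *Here Lemma 8.2 applies with $N=N_1$.* Let $S=\{c\}$, so $M=N_1\otimes V(c)$. If $c=\varepsilon$, use Lemma 8.2(ii). If $c^2\ne1$, then $\tilde K_{N_1}(c)$ and $\tilde K_{N_1}(c^{-1})$ are isomorphisms between $N_1\otimes V(c)$ and $N_1\otimes V(c^{-1})$, by Lemma 8.1(b) and Step 1. If moreover $c^2\ne q^4$, Lemma 8.2(i) gives $Y\supseteq\operatorname{Im}\tilde K_{N_1}(c^{-1})=N_1\otimes V(c)$ for every nonzero subpair $Y$. If $c^2=q^4$, then $c^{-2}=q^{-4}\notin\{1,q^4\}$, so $N_1\otimes V(c^{-1})$ is simple by what was just shown, and $N_1\otimes V(c)\cong N_1\otimes V(c^{-1})$.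

**Step 3: the setting for $\ell\ge2$.** *We place $M$ inside $N\otimes V(c)$ with $N$ simple.* Let $c=\operatorname{bot}S$ and $N=M(S_1,\dots,S_{n-1},S^-)$. The tuple is strongly in general position: if $Z=S_i^{\pm1}\cup S^-$ is a string, then so is $S_i^{\pm1}\cup S=Z\cup\{c\}$, since $q^2c\in S^-\subseteq Z$ and so $c$ either lies in $Z$ or extends it at the bottom. So $S_i^{\pm1}$ and $S$ are nested, $S\subseteq S_i^{\pm1}$ by lengths, and $S^-\subseteq S_i^{\pm1}$. So $N$ is simple by induction, and $M\subseteq N\otimes V(c)$.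

In $\tilde f_N(c^{-1})$ the factors from $S_i$, $i<n$, and the factors with $a,a^*$ are nonzero as in Step 1. The string $S^-$ contributes $c^{-1}-q^{-2}\operatorname{bot}S^-=c^{-1}-c$, zero iff $c=\pm1$, and $c-q^2\operatorname{top}S^-=c-q^{2\ell}c\ne0$. Hence:

(a) *If $c^2\notin\{1,q^4\}$, every nonzero subpair of $M$ contains $u_0$*, by Lemma 8.2(i).

(b) *If $c=\varepsilon$, then $M$ is simple.* The factor $w-q^{-2}\operatorname{bot}S^-=w-\varepsilon$ gives a simple zero of $\tilde f_N$ at $\varepsilon$, and the other factors do not vanish there. $M$ is a nonzero proper subpair of $N\otimes V(\varepsilon)$, since the dimensions are $(\ell+1)\dim N_1<2\ell\dim N_1$. Use Lemma 8.2(iii).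

**Step 4: the dual statement.** *Property (a) gives a unique minimal subpair; we also need that $u_0$ generates $M$.* By Lemma 7.1, $M^\dagger\cong M(S_1^{-1},\dots,S_n^{-1})$, which satisfies the hypotheses; its last string has bottom $c^\dagger=1/\operatorname{top}S$. Let $m=\sum\ell_i$.

(a$^\dagger$) *If $(c^\dagger)^2\notin\{1,q^4\}$, then $M=\mathfrak B_Mu_0$.* Otherwise the annihilator of $\mathfrak B_Mu_0$ is a nonzero subpair of $M^\dagger$, so by (a) it contains the eigenfunctional of $A^{*T}$ for $\theta_0^{*(m)}$. This functional kills all other eigenspaces of $A^*$, so it does not vanish on $u_0$, a contradiction.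

**Step 5: all cases but one.** *We combine (a), (b), (a$^\dagger$).* If $c=\pm1$, use (b). If $c^\dagger=\pm1$, then $M^\dagger$ is simple by (b), hence so is $M$. If $c^2,(c^\dagger)^2\notin\{1,q^4\}$, every nonzero subpair contains $u_0$ by (a), hence $\mathfrak B_Mu_0=M$ by (a$^\dagger$). If $(c^\dagger)^2=q^4$, pass to $M^\dagger$. So what remains is $c^2=q^4$.

**Step 6: the case $c=\varepsilon q^2$.** *We compare $M$ with the module in which $S$ is inverted.* Here $c_j=\varepsilon q^{2(\ell-j+1)}$ and $c^\dagger=\varepsilon q^{-2\ell}$, so $M=\mathfrak B_Mu_0$ by (a$^\dagger$). Let $M^f=M(S_1,\dots,S_{n-1},S^{-1})$. Its last string has bottom $\varepsilon q^{-2\ell}$, so by (a) for $M^f$ every nonzero subpair of $M^f$ contains $u_0$; hence $\mathfrak B_{M^f}u_0$ is simple. There is a pair isomorphism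
$$\Phi:N_1\otimes V(c_1)\otimes\cdots\otimes V(c_\ell)\to N_1\otimes V(c_\ell^{-1})\otimes\cdots\otimes V(c_1^{-1}).$$
Namely, flip $V(c_1)\to V(c_1^{-1})$ by $\tilde K_{N_1}(c_1)$ and move $V(c_1^{-1})$ to the right end by $\check R(c_1^{-1},c_j)$, $j=2,\dots,\ell$; then flip $V(c_2)$ by $\tilde K_{N_1}(c_2)$ and move it to the position just left of $V(c_1^{-1})$; and so on. The flips are invertible by Lemma 8.1(b) and Step 1. The $\check R(c_i^{-1},c_j)$, $i<j$, are invertible by Lemma 5.1(b), since $c_ic_j=q^{2(2\ell-i-j+2)}$ with $2\ell-i-j+2\ge3$. $\Phi$ maps the $\theta_0^{*(m)}$-eigenline to the $\theta_0^{*(m)}$-eigenline, both being one-dimensional by Corollary 4.2(ii), and these lie in $M$, resp. $M^f$. So $M=\mathfrak B_Mu_0\cong\mathfrak B_{M^f}u_0$ is simple. $\square$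

## 10. Spectral data and the polynomial $P_m(\lambda)$

Next we hit every parameter array. In Section 1, for $d=1$, the number $m_0$ was an affine function of $\lambda=c+c^{-1}$; here is the general version.

**Definition (spectral data).** For a pair on which $A,A^*$ are diagonalizable with eigenvalues among $\theta_0,\dots,\theta_d$ and $\theta_0^*,\dots,\theta_d^*$, and on which the projection $E_0^*$ to the $\theta_0^*$-eigenspace has rank $1$, define $m_j$ by $E_0^*E_jE_0^*=m_jE_0^*$, with $E_j$ the projection to the $\theta_j$-eigenspace. So $\sum_jm_j=1$. For $\mathbb W(c_1,\dots,c_n)$, $n\le d$, use $\theta_j^{(n)},\theta_j^{*(n)}$ instead.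

**Lemma 10.1.** *(i) For $\mathbb W(c_1,\dots,c_d)=N\otimes V(c_d)$, $d\ge1$, with $(\mu_j)_{0\le j\le d-1}$ the data of $N=\mathbb W(c_1,\dots,c_{d-1})$ and $\lambda=c_d+c_d^{-1}$, one has $m_j=\mu_j\alpha_j(\lambda)+\mu_{j-1}\beta_j(\lambda)$ (terms with $\mu_{-1},\mu_d$ omitted), where for $0\le j\le d-1$*
$$\alpha_j(\lambda)=\frac{\lambda+\xi((a/a^*)q^{2j})}{\tau_j},\qquad\beta_{j+1}(\lambda)=-\frac{\lambda+\xi(aa^*q^{2j-2(d-1)})}{\tau_j},\qquad\tau_j=(a_j-a_j^{-1})(a_0^{*-1}-a_0^*)\ne0,$$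
*$a_j=aq^{2j-d+1}$, $a_0^*=a^*q^{1-d}$; and $\alpha_j+\beta_{j+1}=1$.*

*(ii) Put $g_j=\prod_{0\le i<j}\alpha_i\prod_{j<i\le d}\beta_i$ $(0\le j\le d)$ and $P_m(\lambda)=\sum_j(-1)^{d-j}m_jg_j(\lambda)$. The $g_j$ are linearly independent. If $\sum m_j=1$, then $P_m$ has degree $d$ and leading coefficient $\prod_i\tau_i^{-1}$. For $d\ge1$: $P_m(-\xi(a/a^*))\ne0$ iff $m_0\ne0$, and $P_m(-\xi(aa^*))\ne0$ iff $m_d\ne0$.*

*(iii) For $\mathbb W(c_1,\dots,c_d)$: $P_m(\lambda)=\prod_i\tau_i^{-1}\prod_{i=1}^d(\lambda-c_i-c_i^{-1})$.*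

**Step 1: the recursion (i).** *We expand $u_0$ in $A$-eigenvectors and apply the $\theta_0^*$-eigenfunctional.* $\tau_j\ne0$ by (D), as $|2j-d+1|\le d-1$. Let $c=c_d$. By Lemma 4.1 (with $u_\pm=\pm\sigma$), on $E_jN\otimes V(c)$ the operator $A$ has the eigenvectors $(1,a_j^{-1})$ for $\theta_j$ and $(1,a_j)$ for $\theta_{j+1}$. By Corollary 4.2(ii), $u_0=n_0\otimes(c,-a_0^*)$. Let $\nu$ be the functional on $N$ that kills the $A^*$-eigenspaces other than $\mathbb Cn_0$, with $\nu(n_0)=1$. The $\theta_0^*$-eigenfunctional of $N\otimes V(c)$ is $\nu\otimes\rho$ with $\rho=(a_0^{*-1},c)$: for $i\ge1$, $E_i^*N\otimes V(c)$ has no label $a^*q^{-d}$ and is killed by $\nu\otimes\rho$; and on $n_0\otimes V(c)$ the other $A^*$-eigenvector is $(c,-a_0^{*-1})$, by (4.3) with $\alpha=a_0^{*-1}$, which is killed by $\rho$.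

Write $(c,-a_0^*)=x_j(1,a_j^{-1})+y_j(1,a_j)$; then $x_j=\frac{a_0^*+ca_j}{a_j-a_j^{-1}}$, $y_j=-\frac{a_0^*+ca_j^{-1}}{a_j-a_j^{-1}}$. So
$$E_ju_0=x_j\,E_jn_0\otimes(1,a_j^{-1})+y_{j-1}\,E_{j-1}n_0\otimes(1,a_{j-1}),$$
where the idempotents on the right are those of $N$ and $\nu(E_jn_0)=\mu_j$. Apply $\nu\otimes\rho$ and divide by $\rho\cdot(c,-a_0^*)=c(a_0^{*-1}-a_0^*)$: we get $m_j=\mu_j\alpha_j+\mu_{j-1}\beta_j$ with
$$\alpha_j=\frac{(a_0^*+ca_j)(a_0^{*-1}+ca_j^{-1})}{c\,\tau_j}=\frac{\lambda+\xi(a_j/a_0^*)}{\tau_j},\qquad\beta_{j+1}=-\frac{(a_0^*+ca_j^{-1})(a_0^{*-1}+ca_j)}{c\,\tau_j}=-\frac{\lambda+\xi(a_ja_0^*)}{\tau_j}.$$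
Since $a_j/a_0^*=(a/a^*)q^{2j}$ and $a_ja_0^*=aa^*q^{2j-2(d-1)}$, these are as stated. $\alpha_j+\beta_{j+1}=1$ because $\xi(u/v)-\xi(uv)=(u-u^{-1})(v^{-1}-v)$.

**Step 2: part (ii).** *We evaluate at the zeros of the $\alpha_i$.* Let $\pi_i=-\xi((a/a^*)q^{2i})$ be the zero of $\alpha_i$. Then $\beta_{j+1}(\pi_i)=0$ iff $a^{*2}=q^{2(i+d-1-j)}$ or $a^2=q^{2(d-1-i-j)}$. For $0\le i\le j\le d-1$ both $i+d-1-j$ and $d-1-i-j$ lie in $[1-d,d-1]$, so (D) gives
$$\beta_{j+1}(\pi_i)\ne0\qquad(0\le i\le j\le d-1).\tag{10.1}$$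
If $\sum x_jg_j=0$, evaluating at $\pi_0$ leaves $x_0\prod_{i\ge1}\beta_i(\pi_0)=0$, so $x_0=0$. Divide by $\alpha_0$ and evaluate at $\pi_1$: only the term $x_1\prod_{i\ge2}\beta_i(\pi_1)$ survives, so $x_1=0$; and so on. This is the linear independence.

The leading coefficient of $g_j$ is $(-1)^{d-j}\prod_i\tau_i^{-1}$, so that of $P_m$ is $\sum_jm_j\prod_i\tau_i^{-1}=\prod_i\tau_i^{-1}$. Next, $P_m(\pi_0)=(-1)^dm_0\prod_{i\ge1}\beta_i(\pi_0)$, and $\pi_0=-\xi(a/a^*)$. Finally, $-\xi(aa^*)$ is the zero of $\beta_d$, where only $j=d$ survives, giving $m_d\prod_i\alpha_i$; and $\prod_i\alpha_i\ne0$ there, since $\beta_d(\pi_i)\ne0$ for all $i\le d-1$.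

**Step 3: part (iii).** *We show that each $c_i+c_i^{-1}$ is a root.* For $d=0$ both sides are $1$; let $d\geq 1$. Put $h_j=\prod_{i\le j}\alpha_i\prod_{i>j}\beta_i$, $0\le j\le d-1$. Then $\alpha_jg_j=h_j$ and $\beta_jg_j=h_{j-1}$, so inserting (i), at $\lambda=c_d+c_d^{-1}$,
$$P_m(c_d+c_d^{-1})=\sum_{j=0}^{d-1}\big[(-1)^{d-j}+(-1)^{d-j-1}\big]\mu_jh_j=0.$$
If $c_i/c_j\ne q^{\pm2}$ for all $i\ne j$, all orders of the factors give isomorphic pairs by Lemma 5.1(a),(b). So $m$ is symmetric in the $c_i$, and every $c_i+c_i^{-1}$ is a root. If these are also distinct, (iii) follows from degree and leading coefficient. By (i), applied at all levels $n\le d$, the $m_j$ are polynomials in the $c_i+c_i^{-1}$, and so are the coefficients of both sides of (iii); since (iii) holds on a dense set of $(c_i)$, it always holds. $\square$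

**Proposition 10.2.** *Given $m_0,\dots,m_d$ with $\sum m_j=1$, $m_0m_d\ne0$, there are strings $S_1,\dots,S_n$ as in Theorem C with $\sum\ell_i=d$ such that $M(S_1,\dots,S_n)$ has spectral data $(m_j)$.*

*Proof.* For $d=0$ take $n=0$. Let $d\ge1$ and let $\Lambda$ be the multiset of the $d$ roots of $P_m$. Choose a string $S_1$ of maximal length such that the multiset $\{z+z^{-1}:z\in S_1\}$ is contained in $\Lambda$ (length $1$ is always possible), remove this multiset from $\Lambda$, and repeat until $\Lambda$ is exhausted. Then $\ell_1\ge\ell_2\ge\cdots$, because each later choice was available earlier.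

Suppose that for some $i<j$ and some sign $Z=S_i\cup S_j^{\pm1}$ is a string and $S_i,S_j^{\pm1}$ are not nested. Then $|Z|>\ell_i$, and the multiset of $Z$ is contained in the union of those of $S_i$ and $S_j$, which was available at step $i$. This contradicts maximality. So the $S_i$ are strongly in general position. (B) holds by Lemma 10.1(ii), since the roots of $P_m$ differ from $-\xi(aa^*)$ and $-\xi(a/a^*)$.

$M\subseteq\mathbb W$ contains $u_0$, so both have the same data $m'$, determined by $E_0^*E_ju_0=m_j'u_0$. By Lemma 10.1(iii), $P_{m'}=P_m$, and by independence of the $g_j$, $m'=m$. $\square$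

*Example.* If $d=2$ and $P_m$ has the double root $q+q^{-1}$, then $\{q,q^{-1}\}$ is a string using both copies, so the construction gives one string of length $2$ and not the tuple $(\{q\},\{q\})$ of Section 9.

## 11. The $\boxtimes_q$-action on a TD pair: proof of Theorem B

Let $W$ be as in Theorem B; the eigenvalues are distinct, so (D) holds.

**Step 1: $m_0m_d\ne0$ on $W$.** *This is the hypothesis of Proposition 10.2.* By [NT], $\dim E_0^*W=1$, so $m_j$ is defined. For $d=0$, $m_0=1$. Let $d\ge1$ and $0\ne u\in E_0^*W$. If $E_du=0$, then $u\in E_0^*W\cap(E_0W+\dots+E_{d-1}W)$, which is $V_{01}=0$ in Lemma 3.1 with the $E_i$ reversed. If $E_0^*E_du=0$, then $E_du\in(E_1^*W+\dots+E_d^*W)\cap E_dW$, which is $V_{d-1,d}=0$ in Lemma 3.1 with the $E_i^*$ reversed; so $E_du=0$, which we just excluded. Hence $m_d\ne0$; reversing the $E_i$, $m_0\ne0$.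

**Step 2: the model is a TD system with the same eigenvalues.** *We check the definition for the $M$ of Proposition 10.2 with the data $(m_j)$ of $W$.* By Theorem C and Corollary 4.2, $A,A^*$ act irreducibly on $M$, are diagonalizable with eigenvalues among $\theta_0,\dots,\theta_d$, resp. $\theta_0^*,\dots,\theta_d^*$, and satisfy the tridiagonality conditions. $E_0M,E_dM\ne0$ since $m_0m_d\ne0$; so all $E_iM\ne0$, since otherwise $\sum_{j<i}E_jM$ would be a proper nonzero invariant subspace. Likewise the indices with $E_i^*M\ne0$ form an interval, which contains $0$; by [ITT] it is $\{0,\dots,d\}$.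

**Step 3: $W\cong M$.** *We compare parameter arrays.* $W$ and $M$ have the same $\theta_i,\theta_i^*,m_j$. For $u\in E_0^*W$ the vector $(A-\theta_{i-1})\cdots(A-\theta_0)u$ lies in $E_0^*W+\dots+E_i^*W$, and $(A^*-\theta_1^*)\cdots(A^*-\theta_i^*)$ kills all of these summands except $E_0^*W$. Hence
$$\zeta_i=\prod_{h=1}^i(\theta_0^*-\theta_h^*)\sum_jm_j\prod_{h<i}(\theta_j-\theta_h),$$
and similarly for $M$. So the parameter arrays agree. Both systems are sharp, and by [INT] there is a linear isomorphism $W\to M$ commuting with $A$ and $A^*$. It suffices to treat $M$.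

**Step 4: the relations that do not involve $x_{13},x_{31}$.** *These come from the ladder structure.* $M=\mathbb C\otimes V(S_1)\otimes\cdots\otimes V(S_n)$ with $V=V(S_1)\otimes\cdots\otimes V(S_n)$ a ladder module; define $x_{01},x_{12},x_{23},x_{30},x_{20},x_{02}$ by (4.2). Relations (iii) hold by Corollary 4.2(iii). The twelve relations (ii) concern the pairs

* $(x_{01},x_{12}),(x_{12},x_{23}),(x_{23},x_{30}),(x_{30},x_{01})$;
* $(x_{12},x_{20}),(x_{20},x_{01}),(x_{30},x_{02}),(x_{02},x_{23})$;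
* $(x_{01},x_{13}),(x_{31},x_{12}),(x_{23},x_{31}),(x_{13},x_{30})$.

In the first two lines the terms linear in $E,F,H,G$ cancel by (4.1). What is left is
$$\begin{aligned}qx_{01}x_{12}-q^{-1}x_{12}x_{01}&=\sigma k^{-2}-\sigma^2(qFE-q^{-1}EF)=\sigma&&\text{by (R2)},\\qx_{23}x_{30}-q^{-1}x_{30}x_{23}&=\sigma k^2-\sigma^2(qHG-q^{-1}GH)=\sigma&&\text{by (R3)},\\qx_{12}x_{23}-q^{-1}x_{23}x_{12}&=\sigma+aa^{*-1}\sigma^2(qEH-q^{-1}HE)=\sigma&&\text{by (R4)},\\qx_{30}x_{01}-q^{-1}x_{01}x_{30}&=\sigma+a^*a^{-1}\sigma^2(qGF-q^{-1}FG)=\sigma&&\text{by (R4)}.\end{aligned}$$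
For $(x_{12},x_{20}),(x_{20},x_{01}),(x_{30},x_{02}),(x_{02},x_{23})$ the only nonconstant terms are multiples of $qEk-q^{-1}kE$, $qkF-q^{-1}Fk$, $qGk^{-1}-q^{-1}k^{-1}G$, $qk^{-1}H-q^{-1}Hk^{-1}$, all zero.

**Step 5: what one relation (ii) says about eigenvectors.** *This is the tool for the remaining relations.* If $qxy-q^{-1}yx=\sigma$, then
$$xv=\vartheta v\ (\vartheta\ne0)\Rightarrow(x-q^{-2}\vartheta)(y-\vartheta^{-1})v=0;\qquad yv=\varphi v\ (\varphi\ne0)\Rightarrow(y-q^2\varphi)(x-\varphi^{-1})v=0.\tag{11.1}$$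
Indeed, in the first case $q(x-q^{-2}\vartheta)yv=\sigma v$ and $\vartheta^{-1}(x-q^{-2}\vartheta)v=(1-q^{-2})v=q^{-1}\sigma v$. In the second, $(y-q^2\varphi)xv=-q\sigma v$ and $\varphi^{-1}(y-q^2\varphi)v=(1-q^2)v=-q\sigma v$.

**Step 6: the flags of $A,A^*$ in terms of $x_{01},x_{12},x_{23},x_{30}$.** *This connects the generators with the eigenspaces.* Put $\mathcal F_i=E_0M+\dots+E_iM$ and $\mathcal F_i^*=E_0^*M+\dots+E_i^*M$, and write $\{x=z\}$ for the $z$-eigenspace of $x$. Then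
$$\mathcal F_i=\bigoplus_{j\le i}\{x_{01}=q^{2j-d}\}=\bigoplus_{j\le i}\{x_{12}=q^{d-2j}\},\qquad\mathcal F_i^*=\bigoplus_{j\le i}\{x_{23}=q^{2j-d}\}=\bigoplus_{j\le i}\{x_{30}=q^{d-2j}\}.\tag{11.2}$$
For the first equality let $Q_i=\bigoplus_{j\le i}\{x_{01}=q^{2j-d}\}$, so $Q_d=M$ by Corollary 4.2(iii). By (11.1) for $(x_{01},x_{12})$, $A=ax_{01}+a^{-1}x_{12}$ acts on $\{x_{01}=q^{2i-d}\}$ as $\theta_i$ plus a map into $\{x_{01}=q^{2(i-1)-d}\}$. So $Q_i$ is $A$-invariant and $A$ acts on $Q_i/Q_{i-1}$ as $\theta_i$. Hence $\prod_{j\le i}(A-\theta_j)$ kills $Q_i$, i.e. $Q_i\subseteq\mathcal F_i$. Since the $\theta_j$ are distinct and $A$ is diagonalizable, $\dim E_jM=\dim Q_j/Q_{j-1}$ for all $j$, and so $Q_i=\mathcal F_i$.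

For the second equality, the second half of (11.1) shows that $x_{01}$ acts on $\{x_{12}=q^{d-2i}\}$ as $q^{2i-d}$ plus a map into $\{x_{12}=q^{d-2(i-1)}\}$; so $A$ acts there as $\theta_i$ plus such a map, and we conclude in the same way. The statements for $\mathcal F_i^*$ follow likewise from $(x_{23},x_{30})$ and $A^*=a^*x_{23}+a^{*-1}x_{30}$.

**Step 7: $x_{13}$ from the two flags.** *Now Section 3 enters.* By Lemma 3.1 with the $E_i$ reversed, $M=\bigoplus_iU_i$ with $U_i=\mathcal F_i^*\cap\mathcal F_{d-i}$, and $\mathcal F_i^*\cap\mathcal F_{d-j}=0$ for $i<j$. It follows that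
$$\mathcal F_i^*=U_0+\dots+U_i,\qquad\mathcal F_{d-i}=U_i+\dots+U_d.$$
The inclusions $\supseteq$ are clear. If $x=\sum_{h\le j}u_h\in\mathcal F_i^*$ ($u_h\in U_h$) with $j>i$, then $u_j\in\mathcal F_{j-1}^*\cap\mathcal F_{d-j}=0$. If $x=\sum_{h\ge j}u_h\in\mathcal F_{d-i}$ with $j<i$, then $u_j\in\mathcal F_j^*\cap\mathcal F_{d-j-1}=0$. Repeating this removes all unwanted terms. Define
$$x_{13}=q^{2i-d}\ \text{ on }U_i,\qquad x_{31}=x_{13}^{-1}.$$

**Step 8: the other generators on $U_i$.** *We show that each of the four is a scalar plus a shift by one.* By (11.1) for $(x_{30},x_{01})$: $x_{01}$ maps $\{x_{30}=q^{d-2j}\}$ into itself plus $\{x_{30}=q^{d-2(j+1)}\}$, and $x_{30}$ maps $\{x_{01}=q^{2j-d}\}$ into itself plus $\{x_{01}=q^{2(j+1)-d}\}$. By (11.1) for $(x_{12},x_{23})$: $x_{12}$ maps $\{x_{23}=q^{2j-d}\}$ into itself plus $\{x_{23}=q^{2(j+1)-d}\}$, and $x_{23}$ maps $\{x_{12}=q^{d-2j}\}$ into itself plus $\{x_{12}=q^{d-2(j+1)}\}$. With (11.2),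
$$x_{01}\mathcal F_i^*,\ x_{12}\mathcal F_i^*\subseteq\mathcal F_{i+1}^*,\qquad x_{23}\mathcal F_j,\ x_{30}\mathcal F_j\subseteq\mathcal F_{j+1}.$$
Also by (11.2) and Step 6, $x_{01},x_{12}$ preserve $\mathcal F_{d-i}$ and act on $\mathcal F_{d-i}/\mathcal F_{d-i-1}$ as $q^{d-2i}$, $q^{2i-d}$; and $x_{23},x_{30}$ preserve $\mathcal F_i^*$ and act on $\mathcal F_i^*/\mathcal F_{i-1}^*$ as $q^{2i-d}$, $q^{d-2i}$. So $(x_{01}-q^{d-2i})U_i\subseteq\mathcal F_{d-i-1}\cap\mathcal F_{i+1}^*=U_{i+1}$ and $(x_{23}-q^{2i-d})U_i\subseteq\mathcal F_{i-1}^*\cap\mathcal F_{d-i+1}=U_{i-1}$, and in the same way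
$$(x_{01}-q^{d-2i})U_i,\ (x_{12}-q^{2i-d})U_i\subseteq U_{i+1},\qquad(x_{23}-q^{2i-d})U_i,\ (x_{30}-q^{d-2i})U_i\subseteq U_{i-1},$$
with $U_{-1}=U_{d+1}=0$.

**Step 9: the last four relations.** *We check them on each $U_i$.* Put $\epsilon_i=q^{2i-d}$, so $\epsilon_{i\pm1}=q^{\pm2}\epsilon_i$. In $qxy-q^{-1}yx$ the diagonal part on $U_i$ is $\sigma$ in each case, because the two scalars are inverse to each other. The off-diagonal part is the shift operator times

* $(x_{01},x_{13})$: $q\epsilon_i-q^{-1}\epsilon_{i+1}=0$;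
* $(x_{31},x_{12})$: $q\epsilon_{i+1}^{-1}-q^{-1}\epsilon_i^{-1}=0$;
* $(x_{23},x_{31})$: $q\epsilon_i^{-1}-q^{-1}\epsilon_{i-1}^{-1}=0$;
* $(x_{13},x_{30})$: $q\epsilon_{i-1}-q^{-1}\epsilon_i=0$.

Relations (i) hold by definition. So all relations hold, and $M$ is a $\boxtimes_q$-module with $A=ax_{01}+a^{-1}x_{12}$, $A^*=a^*x_{23}+a^{*-1}x_{30}$.

**Step 10: the spectra.** *We show that each $x_{ij}$ is diagonalizable with exactly the eigenvalues $q^{d-2i}$, $0\le i\le d$.* For $x_{01},x_{12},x_{23},x_{30}$ diagonalizability is Corollary 4.2(iii), and all values occur by (11.2), since $\mathcal F_i\ne\mathcal F_{i-1}$ and $\mathcal F_i^*\ne\mathcal F_{i-1}^*$. For $x_{13},x_{31}$ all values occur since $\dim U_i=\dim\mathcal F_i^*-\dim\mathcal F_{i-1}^*>0$. For $x_{20}=k$ and $x_{02}=k^{-1}$ it holds since $k=q^{\ell-2j}$ on $s_j\in V(S)$ and $\sum\ell_i=d$. This proves Theorem B. $\square$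

## 12. Gluing the modules: proof of Theorem A

**Step 1: each irreducible $T$-module is a TD pair as in Theorem B.** *This is the translation of Section 1.* Let $W=W_\psi$ be an irreducible $T$-module in $V$. $A,A^*$ generate $T$, so they act irreducibly on $W$. They are diagonalizable, the index sets $\{t,\dots,t+d\}$ and $\{r,\dots,r+\delta\}$ are intervals, and the relations $E_iA^*E_j=0$, $E_i^*AE_j^*=0$ for $|i-j|>1$ show that $A,A^*$ act as a TD pair with eigenvalue orderings $\theta_t,\dots,\theta_{t+d}$ and $\theta_r^*,\dots,\theta^*_{r+\delta}$; $\delta=d$ by [ITT]. By (1.2) and its dual, the operators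
$$(A-\theta_0+h(1+sb))/y\qquad\text{and}\qquad(A^*-\theta_0^*+h^*(1+s^*b))/y^*$$
act on $W$ as a TD pair as in Theorem B, with $a=s^{1/2}q^{1+2t+d}$, $a^*=s^{*1/2}q^{1+2r+d}$. Here $s,s^*\ne0$ is used: it makes $y,y^*,a,a^*$ nonzero. Also $q$ is not a root of unity, because $b=q^2$ is not.

**Step 2: the action on one module.** *We insert Theorem B.* It gives a $\boxtimes_q$-action on $W_\psi$ by operators $x_{ij}^\psi$. Multiplying by $y$, $y^*$ and using $ya=hsbq^{2t+d}$, $ya^{-1}=hq^{-(2t+d)}$ and the dual formulas,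
$$A=\theta_0-h(1+sb)+hsb\,q^{2t+d}x_{01}^\psi+hq^{-(2t+d)}x_{12}^\psi,$$
$$A^*=\theta_0^*-h^*(1+s^*b)+h^*s^*b\,q^{2r+d}x_{23}^\psi+h^*q^{-(2r+d)}x_{30}^\psi\qquad\text{on }W_\psi.$$

**Step 3: the action on $V$.** *We assemble the pieces inside $T$.* Let $x_{ij}$ act on $V\cong\bigoplus_\psi W_\psi\otimes\mathbb C^{n_\psi}$ as $\bigoplus_\psi x_{ij}^\psi\otimes1$. By (1.1) this is a $\boxtimes_q$-action on the standard module by elements of $T$. The operators $\Omega,\Omega^*$ acting on $W_\psi\otimes\mathbb C^{n_\psi}$ as $q^{2t+d}$, $q^{2r+d}$ lie in $Z(T)$ and are invertible, since $r,t,d$ depend only on $\psi$. The formulas of Step 2 become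
$$A=(\theta_0-h-hsb)1+hsb\,\Omega\,x_{01}+h\,\Omega^{-1}x_{12},\qquad A^*=(\theta_0^*-h^*-h^*s^*b)1+h^*s^*b\,\Omega^*x_{23}+h^*\Omega^{*-1}x_{30}.$$
In particular $A$ is a $Z(T)$-linear combination of $1,x_{01},x_{12}$ and $A^*$ is one of $1,x_{23},x_{30}$. So the conjecture is true.

**Step 4: the additional claims.** *It remains to prove generation, irreducibility and the spectra.* The algebra generated by $Z(T)$ and the $x_{ij}$ lies in $T$ and contains $A$ and $A^*$, which generate $T$; so it is $T$. On an irreducible $T$-module the elements of $Z(T)$ are scalars, so a $\boxtimes_q$-submodule is stable under $A$ and $A^*$, hence under $T$; so each irreducible $T$-module is an irreducible $\boxtimes_q$-module. The statement on eigenvalues is that of Theorem B. $\blacksquare$
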